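\title{The capacity of critical percolation in high dimensions\\ and the $(d-4)$-Bessel--Riesz capacity}

\begin{abstract}
Consider critical bond percolation on $\mathbb Z^d$, either nearest-neighbor with $d>10$ or sufficiently spread-out with $d>6$. The probability that the cluster of a distant point $z$ meets a finite set $A$ is asymptotic to $\operatorname{Cap}_p(A)\,\|z\|^{2-d}$. We prove that $\operatorname{Cap}_p(A)$ is comparable, uniformly in $A$, to the Bessel--Riesz capacity of $A$ with kernel $(1+\|x-y\|)^{4-d}$, as conjectured, and that the corresponding two-sided bound holds for every $z$ whose distance to $A$ is at least a fixed fraction of the diameter of $A$. The lower bound is a second moment argument. For the upper bound we prove a lower bound on the probability that one cluster meets two well-separated sets. It makes the strict subadditivity of $\operatorname{Cap}_p$ quantitative, and an induction over scales turns it into a probability measure on $A$ of small energy.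
\end{abstract}

\section{Introduction}

\subsection{The problem and the results}

Let $\|\cdot\|$ be the Euclidean norm. We consider a graph with vertex set $\mathbb Z^d$ in one of two settings:
\begin{itemize}
\item $d>10$, and the graph is the nearest-neighbor graph;
\item $d>6$, and the graph is spread-out: for a sufficiently large constant $L$, two vertices are joined by an edge whenever their Euclidean distance is less than $L$.
\end{itemize}
Each edge is open with the critical probability $p_c$, independently of the others, and $\mathbb P$ is the law of the configuration. We write $x\leftrightarrow y$ if $x$ and $y$ are joined by an open path, $\mathcal C(z)=\{x:x\leftrightarrow z\}$ for the cluster of $z$, and $z\leftrightarrow A$ for the event $\mathcal C(z)\cap A\ne\emptyset$. Two facts about these models are taken as given. First, there is a constant $a>0$ such that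
\begin{equation}\label{eq:twopoint}
\mathbb P(0\leftrightarrow z)\sim a\,\|z\|^{2-d}\qquad(\|z\|\to\infty).
\end{equation}
Second, for every finite set $A\subset\mathbb Z^d$ the limit
\begin{equation}\label{eq:pcap}
\operatorname{Cap}_p(A)=\lim_{\|z\|\to\infty}\|z\|^{d-2}\,\mathbb P(z\leftrightarrow A)
\end{equation}
exists. It is called the \emph{$p$-capacity} of $A$, and it measures how visible $A$ is to a cluster that comes from far away. The definition gives no way to compute it, and one would like to know its order of magnitude in terms of the geometry of $A$. For a probability measure $\mu$ on a finite nonempty set $A$ put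
\[
\mathcal E(\mu)=\sum_{x,y\in A}\frac{\mu(x)\mu(y)}{(1+\|x-y\|)^{d-4}},\qquad
\operatorname{Cap}_{d-4}(A)=\Big(\inf_\mu\mathcal E(\mu)\Big)^{-1},
\]
the infimum being over probability measures on $A$. This is the \emph{$(d-4)$-Bessel--Riesz capacity}. The conjecture, posed in \cite{ASS}, is that the two capacities are of the same order. We prove it.

\begin{theorem}\label{thm:main}
In both settings there is $C\ge1$, depending only on $d$ and the graph, such that for every finite nonempty $A\subset\mathbb Z^d$,
\[
C^{-1}\operatorname{Cap}_{d-4}(A)\le\operatorname{Cap}_p(A)\le C\operatorname{Cap}_{d-4}(A).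
\]
\end{theorem}

The limit in \eqref{eq:pcap} says nothing about how far $z$ must be. The second theorem shows that the order of magnitude is already correct at distances comparable to the diameter.

\begin{theorem}\label{thm:uniform}
In both settings, for every $\varepsilon\in(0,1]$ there is $C_\varepsilon$ such that for all finite nonempty $A\subset\mathbb Z^d$ and all $z\notin A$ with $\operatorname{dist}(z,A)\ge\varepsilon\operatorname{diam}(A)$,
\[
C_\varepsilon^{-1}\operatorname{dist}(z,A)^{2-d}\operatorname{Cap}_{d-4}(A)\le\mathbb P(z\leftrightarrow A)\le C_\varepsilon\operatorname{dist}(z,A)^{2-d}\operatorname{Cap}_{d-4}(A).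
\]
\end{theorem}

From now on $|\cdot|$ is the sup norm, $\Lambda_r(q)=\{x\in\mathbb Z^d:|x-q|\le r\}$ for real $r\ge0$, $\Lambda_r=\Lambda_r(0)$, and distances and diameters are taken in the sup norm. Since $|x|\le\|x\|\le\sqrt d\,|x|$, Theorem~\ref{thm:uniform} for one norm and $\varepsilon/\sqrt d$ implies it for the other norm and $\varepsilon$.

\subsection{Why the exponent is $d-4$}\label{sec:why}

Both capacities are translation invariant and increasing in $A$. The union bound gives $a\le\operatorname{Cap}_p(A)\le a|A|$. A point mass has energy $1$; the diagonal terms give $\mathcal E(\mu)\ge\sum_x\mu(x)^2\ge1/|A|$; and the kernel is smallest at the diameter. Hence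
\[
1\le\operatorname{Cap}_{d-4}(A)\le\min\big\{|A|,\ (1+\sqrt d\operatorname{diam}A)^{d-4}\big\}.
\]

\emph{Two points.} Let $A=\{x,y\}$ and $k=(1+\|x-y\|)^{4-d}$. The measure with masses $t$ and $1-t$ has energy $1-2t(1-t)(1-k)$, so $\operatorname{Cap}_{d-4}(A)=2/(1+k)$, which falls short of the additive value $2$ by an amount between $k$ and $2k$. On the percolation side, inclusion--exclusion gives
\[
\operatorname{Cap}_p(A)=2a-\lim_{\|z\|\to\infty}\|z\|^{d-2}\,\mathbb P(z\leftrightarrow x,\ z\leftrightarrow y).
\]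
A cluster that contains $x$, $y$ and $z$ contains a vertex $w$ from which three disjoint paths lead to the three points. This suggests that the last probability is of order $\|z\|^{2-d}\sum_w\mathbb P(x\leftrightarrow w)\mathbb P(w\leftrightarrow y)$, and the convolution of two kernels of degree $2-d$ has degree $4-d$. So the defect of additivity should be of order $k$ for the $p$-capacity as well; inequality \eqref{eq:three} and Proposition~\ref{prop:pair} below confirm this when $\|x-y\|$ is large. The kernel that matters is thus not the two-point function but the chance that the cluster of a distant point contains $y$, given that it contains $x$.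

\emph{A box.} The uniform measure on $\Lambda_r$ has energy at most $Cr^{-d}\cdot r^4$, so with the diameter bound $\operatorname{Cap}_{d-4}(\Lambda_r)$ is of order $r^{d-4}$. This is what one would guess for percolation: $\mathcal C(z)$ has about $r^d\|z\|^{2-d}$ vertices in $\Lambda_r$ on average, and when it has one it should have about $\sum_{y\in\Lambda_r}(1+\|y\|)^{4-d}\approx r^4$ of them.

\emph{A segment.} The uniform measure on $A=\{j\mathbf e_1:1\le j\le r\}$ has energy at most $r^{-1}\sum_{j\in\mathbb Z}(1+|j|)^{4-d}\le C/r$, so $\operatorname{Cap}_{d-4}(A)$ is of order $r=|A|$. Taking $z=0$, we see that the hypothesis on $\operatorname{dist}(z,A)$ in Theorem~\ref{thm:uniform} cannot be dropped: the lower bound would state that a probability is at least $cr$.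

\subsection{The upper bound for two separated pieces}\label{sec:twopieces}

The lower bound $\operatorname{Cap}_p\ge c\operatorname{Cap}_{d-4}$ starts from a good measure $\mu$ and applies the second moment method (Section~\ref{sec:lower}). The upper bound is harder, because it asks us to \emph{produce} a probability measure on $A$ with energy at most $C/\operatorname{Cap}_p(A)$, and percolation has no Markov property that would single one out. We build the measure from the values of $\operatorname{Cap}_p$ on subsets of $A$. The input is the following generalization of the two-point computation.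

\begin{proposition}[Joint hitting]\label{prop:pair}
There are integers $\kappa\ge8$, $s_0\ge1$ and a constant $c_0'>0$, depending only on $d$ and the graph, such that for all integers $s\ge s_0$, all $q_1,q_2\in\mathbb Z^d$ with $\varrho:=|q_1-q_2|\ge8\kappa s$, and all nonempty $A_i\subset\Lambda_s(q_i)$, $i=1,2$,
\[
\liminf_{\|z\|\to\infty}\|z\|^{d-2}\,\mathbb P(z\leftrightarrow A_1,\ z\leftrightarrow A_2)\ge c_0'\,\varrho^{4-d}\operatorname{Cap}_p(A_1)\operatorname{Cap}_p(A_2).
\]
\end{proposition}

Some separation is needed here. For $A_i=\Lambda_s(q_i)$ and $\varrho=1$ the left side is at most $\operatorname{Cap}_p(A_1)$, while $\operatorname{Cap}_p(A_2)\ge cs^{d-4}$ by the lower bound of Theorem~\ref{thm:main}.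

To see how the proposition is used, let $A=A_1\cup A_2$ with $A_1,A_2$ as above, and write $\operatorname{cap}_i=\operatorname{Cap}_p(A_i)$, $S=\operatorname{cap}_1+\operatorname{cap}_2$, $\alpha_i=\operatorname{cap}_i/S$. Suppose that we already have probability measures $\mu_i$ on $A_i$ with $\mathcal E(\mu_i)\le C_*/\operatorname{cap}_i$, and put $\mu=\alpha_1\mu_1+\alpha_2\mu_2$. Points of $A_1$ and $A_2$ are at distance at least $\varrho/2$, and $\alpha_1^2/\operatorname{cap}_1+\alpha_2^2/\operatorname{cap}_2=1/S$, so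
\[
\mathcal E(\mu)\le\frac{C_*}{S}+2\alpha_1\alpha_2\cdot2^{d-4}\varrho^{4-d}.
\]
On the other hand, inclusion--exclusion and the proposition give $S-\operatorname{Cap}_p(A)\ge c_0'\varrho^{4-d}\operatorname{cap}_1\operatorname{cap}_2$, whence
\[
\frac1{\operatorname{Cap}_p(A)}-\frac1S\ge\frac{S-\operatorname{Cap}_p(A)}{S^2}\ge c_0'\,\alpha_1\alpha_2\,\varrho^{4-d}.
\]
If $C_*c_0'\ge2^{d-3}$, then $\mathcal E(\mu)\le C_*/\operatorname{Cap}_p(A)$ \emph{with the same constant $C_*$}. The interaction energy of the two pieces is paid for by the strict subadditivity of the $p$-capacity. Because the constant does not deteriorate, the step can be repeated over arbitrarily many scales. For a general set one cuts a cube into subcubes, some of which are too close to each other for Proposition~\ref{prop:pair}; Section~\ref{sec:upper} strengthens the induction hypothesis to absorb them.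

\subsection{The proof of the joint hitting estimate}

When $A_1$ and $A_2$ are points, Proposition~\ref{prop:pair} is a lower bound on a three-point function, and it is proved by counting branch points $w$ (Section~\ref{sec:three}). For general sets the difficulty is that we know nothing about $A_i$ except the number $\operatorname{Cap}_p(A_i)$, so the structure of the configuration near $A_i$ has to be decoupled from the long paths. We do this by deleting each open edge near a vertex $y$ with a small probability of order $\theta(y)$, where $\theta$ is negligible near $A_i$ and increases to $1$ at the boundary of a box $D_i$ around $A_i$. The cluster $\mathcal K_i$ of $A_i$ after deletion lies in $D_i$, so $\mathcal K_1$ and $\mathcal K_2$ are independent. Let $m_i$ be the expectation of $\sum_{y\in\mathcal K_i}\theta(y)$. A path from $A_i$ to a distant point must use a deleted edge, and this gives $\operatorname{Cap}_p(A_i)\le Cm_i$. Conversely, given $\mathcal K_1$ and $\mathcal K_2$, an edge that leaves $\mathcal K_i$ at $y$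 was originally open with probability of order $\theta(y)$. So it suffices that the cluster of $z$, grown outside $\mathcal K_1\cup\mathcal K_2$, comes next to both sets, and a moment computation bounds the probability of the joint hit from below by $c\,m_1m_2\varrho^{4-d}|z|^{2-d}$. Two estimates make the computation work: the killed cluster does not screen a typical point next to it from the outside, and its weighted energy is comparable to $m_i$ (Lemma~\ref{lem:JB}).

Section~\ref{sec:tools} collects the tools. Sections~\ref{sec:lower} and~\ref{sec:upper} reduce the theorems to Propositions~\ref{prop:pair} and~\ref{prop:single}, which are proved in Section~\ref{sec:glue} after the preparations of Sections~\ref{sec:boxes}--\ref{sec:killed}. The conditions $d>10$ and $L$ large enter only through the facts taken as given: \eqref{eq:twopoint}, \eqref{eq:pcap} and the cited bounds \eqref{eq:arm}--\eqref{eq:subarm}. The condition $d>6$ is used directly in the second bound of \eqref{eq:conv} and wherever $\ell^{6-d}$ has to be small for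 large $\ell$.

\section{Tools}\label{sec:tools}

\subsection{Conventions}

In both settings $d\ge7$ and $0<p_c<1$. The letters $C,c$ denote positive constants that depend only on $d$ and the graph, unless indicated otherwise, and may change from line to line. We write $x'\sim x$ for adjacent vertices. Then $|x-x'|\le L$, with $L=1$ in the nearest-neighbor case; every vertex has at most $C$ neighbors; and vertices at Euclidean distance $1$ are adjacent. An edge \emph{touches} a set if it has an endpoint in the set. We say that $x\leftrightarrow y$ \emph{off} $S$ if $x$ and $y$ are joined by an open path with no vertex in $S$. Put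
\[
\langle x\rangle=1+|x|,\qquad g_k(x,y)=\langle x-y\rangle^{k-d}\quad(k=2,4,6),\qquad G(x,y)=\mathbb P(x\leftrightarrow y).
\]
By \eqref{eq:twopoint} and $G>0$ we have $cg_2\le G\le Cg_2$. The kernel of $\mathcal E$ lies between $cg_4$ and $g_4$. If $x'\sim x$ then $g_k(x',y)\le Cg_k(x,y)$, because $\langle x-y\rangle\le(1+L)\langle x'-y\rangle$.

An \emph{environment} is a family $\mathbf p=(p_e)_e$ with $0\le p_e\le p_c$, and $\mathbb P_{\mathbf p}$ is the product measure under which $e$ is open with probability $p_e$; for a constant environment we write $\mathbb P_p$. Increasing events are more likely in larger environments, so $\mathbb P_{\mathbf p}(x\leftrightarrow y)\le Cg_2(x,y)$ always.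

\subsection{Correlation inequalities and cited bounds}

Let $\Omega=\prod_eS_e$ be a finite product of finite sets, with a product probability measure $P$. A set $T$ of coordinates \emph{witnesses} an event $E$ in $\omega$ if every $\omega'$ that agrees with $\omega$ on $T$ lies in $E$. The event $E_1\circ\dots\circ E_k$ consists of the $\omega$ in which $E_1,\dots,E_k$ have pairwise disjoint witnesses. \emph{Reimer's inequality} states that $P(E_1\circ E_2)\le P(E_1)P(E_2)$. Since $E_1\circ\dots\circ E_k\subset(E_1\circ\dots\circ E_{k-1})\circ E_k$, the same holds for $k$ events. The case of $S_e=\{0,1\}$ and increasing events is the \emph{BK inequality}. Our events are witnessed by finite paths: we apply the inequality to paths inside $\Lambda_n$ and let $n\to\infty$. The event $x\leftrightarrow x$ has the empty witness. The \emph{FKG inequality} states that $P(E\cap F)\ge P(E)P(F)$ for increasing events under a product measure on $\{0,1\}^{\text{edges}}$.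

We use the one-arm bound of Kozma and Nachmias \cite{KN},
\begin{equation}\label{eq:arm}
\mathbb P(0\leftrightarrow\Lambda_r^c)\le Cr^{-2}\qquad(r\ge1),
\end{equation}
which implies that clusters are almost surely finite, and the near-critical bounds of Hutchcroft, Michta and Slade \cite{HMS}: there is $c_0>0$ such that for $0<\epsilon\le p_c$,
\begin{align}
\mathbb P_{p_c-\epsilon}(0\leftrightarrow x)&\le C\langle x\rangle^{2-d}e^{-c_0\sqrt\epsilon\,|x|},\label{eq:subtwo}\\
\mathbb P_{p_c-\epsilon}(0\leftrightarrow\Lambda_r^c)&\le Cr^{-2}e^{-c_0\sqrt\epsilon\,r}\qquad(r\ge1).\label{eq:subarm}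
\end{align}
It suffices to know these for $\epsilon\le\epsilon_0$: for $\epsilon>\epsilon_0$ use monotonicity in $p$ and replace $c_0$ by $c_0\sqrt{\epsilon_0/p_c}$. In words, lowering $p$ by $\epsilon$ cuts connections beyond the length $\epsilon^{-1/2}$.

\subsection{Convolution bounds and tree-graph inequalities}

There are at most $Cn^{d-1}$ vertices with $|x|=n\ge1$, so $\sum_{|w-x|\le r}g_k(x,w)\le Cr^k$ for $r\ge1$ and $k=2,4$.

\begin{lemma}\label{lem:conv}
For all $x,y,u,w\in\mathbb Z^d$ and $\xi\ge1$,
\begin{gather}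
g_2(x,w)g_2(w,y)\le Cg_2(x,y)\big(g_2(x,w)+g_2(w,y)\big),\label{eq:split}\\
\sum_vg_2(x,v)g_2(v,y)\le Cg_4(x,y),\qquad\sum_vg_2(x,v)g_4(v,y)\le Cg_6(x,y),\label{eq:conv}\\
\sum_ve^{-|v-y|/\xi}g_2(v,x)\le C\xi^2,\label{eq:exp}\\
\sum_vg_2(x,v)g_2(v,y)g_2(v,u)\le Cg_2(y,u)\big(g_4(x,y)+g_4(x,u)\big).\label{eq:star}
\end{gather}
\end{lemma}

\begin{proof}
One of $\langle x-w\rangle$, $\langle w-y\rangle$ is at least $\frac12\langle x-y\rangle$, which gives \eqref{eq:split}. For \eqref{eq:conv} let $\alpha,\beta<d<\alpha+\beta$ be positive and $n=\langle x-y\rangle$. In $\sum_v\langle x-v\rangle^{-\alpha}\langle v-y\rangle^{-\beta}$, the $v$ with $|v-x|\le2n$ contribute, by the same dichotomy, at most $Cn^{-\beta}n^{d-\alpha}+Cn^{-\alpha}n^{d-\beta}$. If $|v-x|>2n$ then $|v-y|\ge\frac12|v-x|$, and these $v$ contribute at most $C\sum_{j>2n}j^{d-1-\alpha-\beta}\le Cn^{d-\alpha-\beta}$. Take $\alpha=d-2$ and $\beta=d-2$ or $d-4$; in the second case $\alpha+\beta>d$ means $d>6$. In \eqref{eq:exp} the $v$ with $|v-x|\le\xi$ give $C\xi^2$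 and the others at most $\xi^{2-d}\sum_ve^{-|v-y|/\xi}\le\xi^{2-d}\cdot C\xi^d$. For \eqref{eq:star} apply \eqref{eq:split} to $g_2(y,v)g_2(v,u)$ and then \eqref{eq:conv}.
\end{proof}

\begin{lemma}[Tree-graph inequalities]\label{lem:tree}
The probability that $x_1,x_2,x_3$ lie in one cluster is at most $\sum_wG(x_1,w)G(x_2,w)G(x_3,w)$. The probability that $x_1,\dots,x_4$ lie in one cluster is at most the sum, over the three ways of splitting $\{1,2,3,4\}$ into pairs $\{i,j\},\{k,l\}$, of
\[
\sum_{w,v}G(x_i,w)G(x_j,w)G(w,v)G(v,x_k)G(v,x_l).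
\]
In particular, for all $x,y,z$,
\begin{equation}\label{eq:three}
\mathbb P(z\leftrightarrow x,\ z\leftrightarrow y)\le Cg_2(z,x)\big(g_4(x,y)+g_4(z,y)\big).
\end{equation}
\end{lemma}

\begin{proof}
Take a self-avoiding open path from $x_1$ to $x_2$, and one from $x_3$ stopped at its first vertex $w$ on the first path. This gives three edge-disjoint arms from $w$ to $x_1,x_2,x_3$, so $\{x_1\leftrightarrow w\}\circ\{x_2\leftrightarrow w\}\circ\{x_3\leftrightarrow w\}$ occurs. For four points, add a self-avoiding open path from $x_4$ stopped at its first vertex $v$ on the union of the arms. If $v$ is on the arm to $x_k$ and $i,j$ are the other two indices, then $\{x_i\leftrightarrow w\}\circ\{x_j\leftrightarrow w\}\circ\{w\leftrightarrow v\}\circ\{v\leftrightarrow x_k\}\circ\{v\leftrightarrow x_4\}$ occurs. Apply the BK inequality and a union bound. Finally \eqref{eq:three} follows from \eqref{eq:star}.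
\end{proof}

\subsection{The first deleted edge}

The next lemma compares connection probabilities in two environments. It plays the role of a Markov property: a path is cut at the first edge that is missing in the smaller environment.

\begin{lemma}\label{lem:sprinkle}
Let $\mathbf p''\le\mathbf p'$ be environments and $\delta_e=1-p''_e/p'_e$, with $\delta_e=0$ if $p'_e=0$. Let $A,B,V\subset\mathbb Z^d$ with $B\cap V=\emptyset$. Then
\[
\mathbb P_{\mathbf p'}(A\leftrightarrow B)\le\mathbb P_{\mathbf p''}(A\leftrightarrow V^c)+\sum_{u\in V}\sum_{u'\sim u}\delta_{uu'}\,\mathbb P_{\mathbf p''}(A\leftrightarrow u)\,\mathbb P_{\mathbf p'}(u'\leftrightarrow B).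
\]
When no set $V$ is mentioned we take $V=B^c$, and the first term is $\mathbb P_{\mathbf p''}(A\leftrightarrow B)$.
\end{lemma}

\begin{proof}
Let $\omega'$ have law $\mathbb P_{\mathbf p'}$, and obtain $\omega''$ by deleting each $\omega'$-open edge $e$ independently with probability $\delta_e$. Then $\omega''$ has law $\mathbb P_{\mathbf p''}$, and the edges have independent states in the three-element set \{closed, deleted, kept\}. Suppose $A\leftrightarrow B$ in $\omega'$. Take a self-avoiding $\omega'$-open path from $A$ to $B$ and follow it up to its first vertex in $V^c$. If all edges of this portion are kept, then $A\leftrightarrow V^c$ in $\omega''$. Otherwise let $(u,u')$ be its first deleted edge. Then $u\in V$, and the events $\{A\leftrightarrow u$ in $\omega''\}$, $\{uu'$ is deleted$\}$, $\{u'\leftrightarrow B$ in $\omega'\}$ have disjoint witnesses. The middle event is not monotone in the state; Reimer's inequality applies regardless, and this event has probability $\delta_{uu'}p'_{uu'}\le\delta_{uu'}$.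
\end{proof}

\section{The lower bounds}\label{sec:lower}

Let $\mu$ be a probability measure on $A$ of minimal energy, which exists by compactness, so $\mathcal E(\mu)=1/\operatorname{Cap}_{d-4}(A)$. Let $X=\sum_{x\in A}\mu(x)\mathbf 1\{z\leftrightarrow x\}$ and $\delta=\operatorname{dist}(z,A)\ge1$. By the Cauchy--Schwarz inequality, $\mathbb P(z\leftrightarrow A)\ge\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2$, and by \eqref{eq:three},
\begin{equation}\label{eq:second}
\mathbb EX^2\le C\delta^{2-d}\big(\mathcal E(\mu)+\delta^{4-d}\big).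
\end{equation}

\emph{Theorem~\ref{thm:main}, lower bound.} As $\|z\|\to\infty$ we have $\|z\|^{d-2}\mathbb EX\to a$ and $\limsup\|z\|^{d-2}\mathbb EX^2\le C\mathcal E(\mu)$. Hence $\operatorname{Cap}_p(A)\ge a^2/(C\mathcal E(\mu))=c\operatorname{Cap}_{d-4}(A)$.

\emph{Theorem~\ref{thm:uniform}, lower bound.} The hypothesis $\operatorname{diam}A\le\delta/\varepsilon$ is used twice. It gives $|z-x|\le(1+\varepsilon^{-1})\delta$ for $x\in A$, so $\mathbb EX\ge c_\varepsilon\delta^{2-d}$. It also gives $\mathcal E(\mu)\ge c(1+\operatorname{diam}A)^{4-d}\ge c_\varepsilon\delta^{4-d}$, so $\mathbb EX^2\le C_\varepsilon\delta^{2-d}\mathcal E(\mu)$ by \eqref{eq:second}. Therefore $\mathbb P(z\leftrightarrow A)\ge c_\varepsilon\delta^{2-d}/\mathcal E(\mu)$.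

\section{The upper bounds: induction over scales}\label{sec:upper}

In this section we assume Proposition~\ref{prop:pair} and, for Theorem~\ref{thm:uniform} only, the following bound, which replaces the limit \eqref{eq:pcap} by an inequality valid at distances proportional to the size of the set.

\begin{proposition}[Uniform hitting bound]\label{prop:single}
The integers $\kappa,s_0$ of Proposition~\ref{prop:pair} can be chosen so that for all integers $s\ge s_0$, all nonempty $A\subset\Lambda_s(q)$ and all $z$ with $|z-q|\ge3\kappa s$,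
\[
\mathbb P(z\leftrightarrow A)\le C|z-q|^{2-d}\operatorname{Cap}_p(A).
\]
\end{proposition}

\subsection{Cubes and energy}

Let $N=(16\kappa)^d$. Choose integers $b\ge2$ with $b^{d-4}\ge2N$ and $k_0\ge1$ with $b^{k_0}\ge s_0$. These depend only on $d$ and the graph. A \emph{cube of level $k$} is a set $\mathbb Z^d\cap(b^kj+[0,b^k)^d)$ with $j\in\mathbb Z^d$; its side is $r_Q=b^k$ and its corner is $b^kj$. By translation invariance we may assume that $A$ lies in the cube $Q_0$ of level $n>k_0$ with corner $0$. Below, $Q$ ranges over the cubes of levels $k_0\le k\le n$ that meet $A$, and $\operatorname{cap}(Q)=\operatorname{Cap}_p(A\cap Q)\ge a$.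

\begin{lemma}\label{lem:energy}
For every probability measure $\mu$ on $A$, $\ \mathcal E(\mu)\le C\sum_Qr_Q^{4-d}\mu(Q)^2$.
\end{lemma}

\begin{proof}
For $x,y\in A$ let $k\ge k_0$ be minimal with $|x-y|\le b^k$; then $k\le n$. If $k>k_0$ then $|x-y|>b^{k-1}$, and if $k=k_0$ the kernel is at most $1$; in both cases $(1+\|x-y\|)^{4-d}\le Cb^{k(4-d)}$. The level-$k$ cubes $Q\ni x$ and $Q'\ni y$ have indices $j,j'$ with $|j-j'|\le1$. For each $Q$ there are at most $3^d$ such $Q'$, and $\mu(Q)\mu(Q')\le\frac12(\mu(Q)^2+\mu(Q')^2)$. Sum over $k$.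
\end{proof}

\subsection{Strict subadditivity}

Let $Q$ have level $k>k_0$, and let $Q_i$ be the cubes of level $k-1$ that are contained in $Q$ and meet $A$; there are at most $b^d$ of them, the \emph{children} of $Q$. Put $A_i=A\cap Q_i$, $\operatorname{cap}_i=\operatorname{cap}(Q_i)$, $S=\sum_i\operatorname{cap}_i$ and $\alpha_i=\operatorname{cap}_i/S$. Let $q_i$ be the corner of $Q_i$ and $s=b^{k-1}\ge s_0$, so $A_i\subset\Lambda_s(q_i)$. Call $i,j$ \emph{close}, $i\approx j$, if $|q_i-q_j|<8\kappa s$; this includes $i=j$. Since $q_i-q_j\in s\mathbb Z^d$, each $i$ is close to at most $(16\kappa-1)^d\le N$ indices. Let $\chi=\sum_{i\approx j}\alpha_i\alpha_j\in[0,1]$ be the weight of the close pairs.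

\begin{lemma}\label{lem:subadd}
With $c_1=c_0'b^{-d}$,
\[
\frac1{\operatorname{cap}(Q)}\ge\frac1S+c_1r_Q^{4-d}(1-\chi)\qquad\text{and}\qquad\sum_i\alpha_i^2\ge\frac\chi N.
\]
\end{lemma}

\begin{proof}
Let $\nu\le b^d$ be the number of sets $A_i$ that $\mathcal C(z)$ meets. The number of ordered pairs $i\ne j$ with both sets met is $\nu(\nu-1)$, so
\[
\nu-\mathbf 1\{\nu\ge1\}=(\nu-1)_+\ge b^{-d}\nu(\nu-1)\ge b^{-d}\sum_{i\not\approx j}\mathbf 1\{z\leftrightarrow A_i,\ z\leftrightarrow A_j\}.
\]
Take expectations, multiply by $\|z\|^{d-2}$ and let $\|z\|\to\infty$. The left side tends to $S-\operatorname{cap}(Q)$. Proposition~\ref{prop:pair} applies to each pair $i\not\approx j$, and $|q_i-q_j|\le r_Q$. So $S-\operatorname{cap}(Q)\ge c_1r_Q^{4-d}S^2(1-\chi)\ge0$, and $\frac1{\operatorname{cap}(Q)}-\frac1S=\frac{S-\operatorname{cap}(Q)}{S\operatorname{cap}(Q)}\ge\frac{S-\operatorname{cap}(Q)}{S^2}$. For the second bound, $\chi\le\sum_{i\approx j}\frac12(\alpha_i^2+\alpha_j^2)\le N\sum_i\alpha_i^2$.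
\end{proof}

\subsection{Proof of the upper bound in Theorem~\ref{thm:main}}

Define a probability measure $\mu$ on $A$ from the top down: $\mu(Q_0)=1$; $\mu(Q_i)=\alpha_i\mu(Q)$ for the children of a cube $Q$; and in each cube of level $k_0$ the mass sits at one vertex of $A$. Put
\[
V(Q)=\sum_{Q'\subset Q}r_{Q'}^{4-d}\Big(\frac{\mu(Q')}{\mu(Q)}\Big)^2,
\]
so that $V(Q)=r_Q^{4-d}$ at level $k_0$ and $V(Q)=r_Q^{4-d}+\sum_i\alpha_i^2V(Q_i)$ at higher levels. By Lemma~\ref{lem:energy} it suffices to show $V(Q_0)\le C_*/\operatorname{cap}(Q_0)$.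

Each level adds the cost $r_Q^{4-d}$. Lemma~\ref{lem:subadd} pays for it when $\chi$ is away from $1$, but gives nothing when all the weight is on close pairs. In that case the weight is concentrated, $\sum_i\alpha_i^2\ge\chi/N$. We therefore carry a reserve in the induction hypothesis: the reserve of a child, $r_{Q_i}^{4-d}=b^{d-4}r_Q^{4-d}$, is larger than the cost at the parent by a factor that beats $N$. Precisely, let $C_*=\max\{2/c_1,\,2ab^{dk_0}\}$. We claim that for every $Q$,
\begin{equation}\label{eq:claim}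
V(Q)\le\frac{C_*}{\operatorname{cap}(Q)}-r_Q^{4-d}.
\end{equation}
At level $k_0$ we have $\operatorname{cap}(Q)\le ab^{dk_0}$, so $C_*/\operatorname{cap}(Q)\ge2\ge2r_Q^{4-d}$, which is \eqref{eq:claim}. Suppose \eqref{eq:claim} holds for the children of $Q$. Using $\sum_i\alpha_i^2/\operatorname{cap}_i=1/S$ and then Lemma~\ref{lem:subadd},
\[
V(Q)\le r_Q^{4-d}+\frac{C_*}S-b^{d-4}r_Q^{4-d}\sum_i\alpha_i^2\le\frac{C_*}{\operatorname{cap}(Q)}+r_Q^{4-d}\Big[1-C_*c_1(1-\chi)-\frac{b^{d-4}}N\chi\Big].
\]
As $C_*c_1\ge2$ and $b^{d-4}/N\ge2$, the bracket is at most $1-2(1-\chi)-2\chi=-1$. This proves \eqref{eq:claim}. Hence $\mathcal E(\mu)\le CV(Q_0)\le C/\operatorname{Cap}_p(A)$, that is, $\operatorname{Cap}_{d-4}(A)\ge1/\mathcal E(\mu)\ge c\operatorname{Cap}_p(A)$. With Section~\ref{sec:lower} this proves Theorem~\ref{thm:main}.\qed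

\subsection{Proof of the upper bound in Theorem~\ref{thm:uniform}}

Let $\delta=\operatorname{dist}(z,A)$. If $\delta<3\kappa s_0$, then $\delta^{2-d}\operatorname{Cap}_{d-4}(A)\ge(3\kappa s_0)^{2-d}$ and there is nothing to prove. Otherwise let $s=\lfloor\delta/(3\kappa)\rfloor\ge s_0$; then $s\ge\delta/(6\kappa)\ge\varepsilon\operatorname{diam}(A)/(6\kappa)$. Partition $\mathbb Z^d$ into cubes of side $s$. At most $(2+\operatorname{diam}(A)/s)^d\le C_\varepsilon$ of them meet $A$. In each of these pick $q_j\in A$; the boxes $\Lambda_s(q_j)$ cover $A$, and $|z-q_j|\ge\delta\ge3\kappa s$. With $A_j=A\cap\Lambda_s(q_j)$, Proposition~\ref{prop:single}, Theorem~\ref{thm:main} and the monotonicity of $\operatorname{Cap}_{d-4}$ give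
\[
\mathbb P(z\leftrightarrow A)\le\sum_j\mathbb P(z\leftrightarrow A_j)\le C\delta^{2-d}\sum_j\operatorname{Cap}_{d-4}(A_j)\le C_\varepsilon\delta^{2-d}\operatorname{Cap}_{d-4}(A).
\]
With Section~\ref{sec:lower} this proves Theorem~\ref{thm:uniform}.\qed

\section{Hitting a box, and the volume of a cluster}\label{sec:boxes}

The rest of the paper proves Propositions~\ref{prop:pair} and~\ref{prop:single}. We begin with the upper bound for a box, which later serves as an a priori bound for an unknown set $A\subset\Lambda_r$. The union bound gives $r^d|v|^{2-d}$, and \eqref{eq:arm} gives a bound that does not depend on $r$. The proof below deletes edges outside the box with probability $r^{-2}$. A cluster then survives only for a distance of order $r$, so the first deleted edge is one of about $r^d$ edges, is reached with probability $r^{-2}$ and is deleted with probability $r^{-2}$.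

\begin{lemma}\label{lem:box}
For $r\ge1$ and $|v|\ge2r$, $\ \mathbb P(v\leftrightarrow\Lambda_r)\le Cr^{d-4}|v|^{2-d}$.
\end{lemma}

\begin{proof}
For $r\le10L$ use the union bound and $|v-x|\ge|v|/2$ for $x\in\Lambda_r$. Let $r>10L$. Let $p_e=p_c$ for edges with both endpoints in $\Lambda_{3r/2}$ and $p_e=p_c(1-r^{-2})$ for all others; the latter have both endpoints at norm at least $3r/2-L\ge1.4r$. We claim that, for some $c\le1$,
\begin{equation}\label{eq:boxarm}
\mathbb P_{\mathbf p}(u\leftrightarrow\Lambda_r)\le Cr^{-2}e^{-c|u|/r}\qquad(|u|\ge1.4r).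
\end{equation}
For $|u|\le4r$ this follows from \eqref{eq:arm}, as $\Lambda_{0.3r}(u)\cap\Lambda_r=\emptyset$. For $|u|>4r$ the box $\Lambda_{|u|/2}(u)$ is disjoint from $\Lambda_{3r/2}$, so all edges touching it have parameter $p_c(1-r^{-2})$, and \eqref{eq:subarm} applies with $\epsilon=p_cr^{-2}$. By Lemma~\ref{lem:sprinkle},
\[
\mathbb P(\Lambda_r\leftrightarrow v)\le\mathbb P_{\mathbf p}(\Lambda_r\leftrightarrow v)+Cr^{-4}\sum_ue^{-c|u|/r}g_2(u,v).
\]
The first term is at most $Cr^{-2}e^{-c|v|/r}\le Cr^{-2}(r/|v|)^{d-2}$. In the sum, the $u$ with $|u|\le|v|/2$ give $C|v|^{2-d}r^d$. For $|u|>|v|/2$ we have $e^{-c|u|/r}\le e^{-c|v|/4r}e^{-c|u|/2r}$, so by \eqref{eq:exp} these $u$ give $Ce^{-c|v|/4r}r^2\le C(r/|v|)^{d-2}r^2$. Each term is at most $Cr^{d-4}|v|^{2-d}$.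
\end{proof}

The next lemma upgrades a first moment bound on a weighted volume to an exponential tail. It will let us treat the part of a cluster beyond a logarithmic distance as deterministic.

\begin{lemma}\label{lem:tail}
Let $\mathbf p$ be an environment, $\varphi:\mathbb Z^d\to[0,\infty)$, $r\ge1$, $w\in\mathbb Z^d$, $K>0$ and $\psi(t)=\min\{1,(r/|t-w|)^{d-2}\}$. If $\sum_y\varphi(y)\mathbb P_{\mathbf p}(t\leftrightarrow y)\le K\psi(t)$ for all $t$, then for all $x$ and $\lambda\ge0$,
\[
\mathbb P_{\mathbf p}\Big(\sum_{y\in\mathcal C(x)}\varphi(y)\ge C\lambda Kr^2\Big)\le2e^{-\lambda}.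
\]
In particular $\mathbb P_{\mathbf p}\big(|\mathcal C(x)\cap\Lambda_r(w)|\ge C\lambda r^4\big)\le2e^{-\lambda}$ in every environment.
\end{lemma}

\begin{proof}
\emph{Step 1: $\sum_ug_2(t,u)\psi(u)^2\le Cr^2\psi(t)$.} Put $T=|t-w|$. Let $T\le2r$, so $\psi(t)\ge2^{2-d}$. The $u$ with $|u-w|\le4r$ contribute at most $Cr^2$, and the shell $2^jr<|u-w|\le2^{j+1}r$, $j\ge2$, contributes at most $C(2^jr)^22^{-2j(d-2)}$, which sums to $Cr^2$. Let $T>2r$. The $u$ with $|u-w|\le T/2$ contribute at most $CT^{2-d}\sum_u\psi(u)^2\le CT^{2-d}r^d=Cr^2\psi(t)$. For $|u-w|>T/2$ we have $\psi(u)\le C\psi(t)$ and $\psi(u)\le Cr^{d-2}g_2(u,w)$, so by \eqref{eq:conv} these $u$ contribute at most $C\psi(t)r^{d-2}T^{4-d}\le Cr^2\psi(t)$. Consequently $\sum_u\mathbb P_{\mathbf p}(t\leftrightarrow u)\psi(u)^2\le H\psi(t)$ with $H=Cr^2\ge1$.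

\emph{Step 2: a recursion for the moments $M_k(t)=\mathbb E_{\mathbf p}[(\sum_{y\in\mathcal C(t)}\varphi(y))^k]$.} Let $k\ge2$ and $y_1,\dots,y_k\in\mathcal C(t)$. Take an inclusion-minimal open tree containing $t,y_1,\dots,y_k$, rooted at $t$. By minimality every leaf other than $t$ is one of the $y_i$. Walk down from the root to the first vertex $u$ that has at least two children or is one of the $y_i$; all $y_j$ are descendants of $u$ or equal to $u$. If $u=y_i$, separate $i$ from the other indices. Otherwise divide the subtrees below $u$ into two nonempty groups; each subtree contains some $y_j$. In both cases there is a partition $I\sqcup J$ of $\{1,\dots,k\}$ into nonempty sets, with $1\in I$, such that $\{t\leftrightarrow u\}\circ\{u\leftrightarrow y_i\ \forall i\in I\}\circ\{u\leftrightarrow y_j\ \forall j\in J\}$ occurs. The BK inequality gives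
\[
M_k(t)\le\sum_u\mathbb P_{\mathbf p}(t\leftrightarrow u)\sum_{i=1}^{k-1}\binom{k-1}{i-1}M_i(u)M_{k-i}(u).
\]

\emph{Step 3.} Let $\sigma_1=1$ and $\sigma_k=\sum_{i=1}^{k-1}\sigma_i\sigma_{k-i}$; these are the Catalan numbers, and $\sigma_k\le4^k$. Since $\binom{k-1}{i-1}i!\,(k-i)!=(k-1)!\,i\le k!$, Step 1 and induction give $M_k\le k!\,\sigma_kK^kH^{k-1}\psi$. Hence $\mathbb E_{\mathbf p}\exp\big(\sum_{y\in\mathcal C(x)}\varphi(y)/(8KH)\big)\le1+\sum_{k\ge1}2^{-k}=2$, and Markov's inequality gives the claim.

For the last statement take $\varphi=\mathbf 1_{\Lambda_r(w)}$ and $K=Cr^2$: the sum $\sum_{y\in\Lambda_r(w)}g_2(t,y)$ is at most $Cr^2$ if $T\le2r$ and at most $Cr^dT^{2-d}=Cr^2\psi(t)$ if $T>2r$.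
\end{proof}

\section{Killing near an obstacle}\label{sec:obstacle}

We shall need to confine clusters to a box, and to make long paths avoid a box, at a bounded cost. Consider the second task: let $\Gamma=\Lambda_{2s}$ and let $|y|$, $|w|$, $|y-w|$ be of order $\kappa_0s$ with $\kappa_0$ a large constant. We want $\mathbb P(y\leftrightarrow w$ off $\Gamma)\ge\frac12G(y,w)$. The two direct attempts fail. Bounding the loss by $\mathbb P(y\leftrightarrow\Gamma)\mathbb P(w\leftrightarrow\Gamma)$ and using Lemma~\ref{lem:box} gives $Cs^{2d-8}(|y||w|)^{2-d}$. Closing the edges that touch $\Gamma$ and using Lemma~\ref{lem:sprinkle} with the bound $Cg_2$ gives $Cs^{d-1}(|y||w|)^{2-d}$. What is needed is $s^{d-2}(|y||w|)^{2-d}$, which is of order $\kappa_0^{2-d}g_2(y,w)$. The remedy is to soften the obstacle. At distance $h$ from it we delete edges with probability $Mh^{-2}$. By \eqref{eq:subtwo} the local correlation length is then of order $h/\sqrt M$, much smaller than $h$, so a path that approaches the obstacle pays a fixed factor each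 time it halves its distance. The result is a polynomial decay in $h$.

Let $\emptyset\ne O\subset\mathbb Z^d$, $h(x)=\operatorname{dist}(x,O)$, $h_0\ge4$ and $M\ge64L^2$. An environment $\mathbf p$ is \emph{$(M,h_0)$-killed near $O$} if $p_e=0$ for the edges touching $O$, and
\[
p_e\le p_c\big(1-\min\{1,Mh(x)^{-2}\}\big)\quad\text{whenever }x\in e\text{ and }0<h(x)\le h_0.
\]
Vertices with $h\le\min\{\sqrt M,h_0\}$ are then isolated. Put $\gamma=\frac12c_0\sqrt{p_cM}$, and let $M$ be so large that $\gamma\ge1$. Until $M$ is fixed, constants do not depend on it. For $h\ge1$ and $j\in\{3,5\}$,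
\begin{equation}\label{eq:gammasum}
\sum_{n>h/2}n^je^{-\gamma n/h}\le e^{-\gamma/4}\sum_{n\ge1}n^je^{-n/2h}\le Ce^{-\gamma/4}h^{j+1}.
\end{equation}

\begin{lemma}[One step]\label{lem:step}
Let $\mathbf p$ be $(M,h_0)$-killed near $O$, let $y$ satisfy $\sqrt M<h:=h(y)\le h_0/8$, and put $\epsilon=p_cM/(4h^2)$, so that $c_0\sqrt\epsilon=\gamma/h$. If $B\cap V=\emptyset$, then
\[
\mathbb P_{\mathbf p}(y\leftrightarrow B)\le\mathbb P_{p_c-\epsilon}(y\leftrightarrow V^c)+\frac{CM}{h^2}\sum_{\substack{u\in V\\|u-y|>h/2}}g_2(y,u)e^{-\gamma|u-y|/h}\max_{u'\sim u}\mathbb P_{\mathbf p}(u'\leftrightarrow B).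
\]
Moreover $h(u')\le4|u-y|$ whenever $|u-y|>h/2$ and $u'\sim u$.
\end{lemma}

\begin{proof}
Let $p''_e=\min\{p_e,p_c-\epsilon\}$. Since $p_e\le p_c$, we have $p''_e\ge(1-\epsilon/p_c)p_e$, so $\delta_e\le M/(4h^2)$ in Lemma~\ref{lem:sprinkle}. An edge touching $\Lambda_{h/2}(y)$ has an endpoint $x$ with $h/2\le h(x)\le3h/2\le h_0$, so $p_e\le p_c(1-\frac{4M}{9h^2})\le p_c-\epsilon$ and $\delta_e=0$: near $y$ the killing is already there. Apply Lemma~\ref{lem:sprinkle}, the inequality $\mathbf p''\le p_c-\epsilon$ and \eqref{eq:subtwo}. Finally $h(u')\le h+|u-y|+L\le4|u-y|$, because $h<2|u-y|$ and $L\le\sqrt M/8<h/8$.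
\end{proof}

\begin{lemma}[Decay near the obstacle]\label{lem:decay}
There are $M\ge64L^2$ and $C$, depending only on $d$ and the graph, such that the following holds for all $O$, $h_0\ge4$ and all $\mathbf p$ that are $(M,h_0)$-killed near $O$.
\begin{itemize}
\item[(a)] For $x\ne y$, with $m=\min\{|x-y|,h_0\}$, $\ \mathbb P_{\mathbf p}(x\leftrightarrow y)\le Cg_2(x,y)\min\{1,(h(y)/m)^4\}$.
\item[(b)] Let $B$ be a set such that $\operatorname{dist}(x,B)>h_0/4$ whenever $h(x)\le h_0$. Then $\mathbb P_{\mathbf p}(x\leftrightarrow B)\le Ch_0^{-4}h(x)^2$ whenever $h(x)\le h_0$.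
\end{itemize}
\end{lemma}

\begin{proof}
Both parts are bootstrap arguments: the best constant $\beta$ is finite for a trivial reason, and Lemma~\ref{lem:step} bounds it by a constant plus a small multiple of itself.

(a) For $y\in O$ the left side vanishes. Let $\beta$ be the supremum over $x\ne y$, $y\notin O$ of the ratio $\mathbb P_{\mathbf p}(x\leftrightarrow y)/[g_2(x,y)\min\{1,(h(y)/m)^4\}]$. Since $h(y)\ge1$ and $m\le h_0$, $\beta\le Ch_0^4<\infty$. Fix $x\ne y$, $y\notin O$, $h=h(y)$. If $h\ge m/8$ the ratio is at most $C$. Let $h<m/8$. If $h\le\sqrt M$ then $y$ is isolated and the ratio is $0$. So let $h>\sqrt M$, and apply Lemma~\ref{lem:step} with $B=\{x\}$, $V=B^c$. By \eqref{eq:subtwo} the first term is at most $Cg_2(x,y)e^{-|x-y|/h}\le Cg_2(x,y)(h/m)^4$. In the sum put $n=|u-y|>h/2$.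

Let $n\le|x-y|/2$. As $|x-y|>8h>64L$, we have $|u'-x|\ge|x-y|/4$, hence $\min\{|u'-x|,h_0\}\ge m/4$. With $h(u')\le4n$ the definition of $\beta$ gives $\mathbb P_{\mathbf p}(u'\leftrightarrow x)\le C\beta g_2(x,y)(n/m)^4$, also when $u'\in O$. By \eqref{eq:gammasum} these $u$ contribute at most
\[
C\beta g_2(x,y)\,m^{-4}Mh^{-2}\sum_{n>h/2}n^{d-1}n^{2-d}n^4e^{-\gamma n/h}\le C_1Me^{-\gamma/4}\,\beta\,g_2(x,y)(h/m)^4.
\]

Let $n>|x-y|/2$. Then $g_2(y,u)e^{-\gamma n/h}\le Cg_2(x,y)e^{-|x-y|/4h}e^{-n/2h}$. With $\mathbb P_{\mathbf p}(u'\leftrightarrow x)\le Cg_2(u,x)$ and \eqref{eq:exp} for $\xi=2h$, these $u$ contribute at most $CMh^{-2}g_2(x,y)e^{-|x-y|/4h}h^2\le CMg_2(x,y)(h/m)^4$.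

Altogether $\beta\le C(1+M)+C_1Me^{-\gamma/4}\beta$.

(b) Let $f(x)=\mathbb P_{\mathbf p}(x\leftrightarrow B)$. Points of $O$ are isolated and not in $B$, so $f=0$ on $O$. Let $\beta=\sup\{f(x)h_0^4/h(x)^2:0<h(x)\le h_0\}\le h_0^4$. Fix $x$ with $0<h:=h(x)\le h_0$ and let $V=\Lambda_{h_0/4}(x)$, which is disjoint from $B$. If $h\ge h_0/16$, then $f(x)\le Ch_0^{-2}$ by \eqref{eq:arm} and the ratio is at most $C$. If $h<h_0/16$ and $h\le\sqrt M$, then $f(x)=0$. In the remaining case apply Lemma~\ref{lem:step} at $x$. By \eqref{eq:subarm} the first term is at most $Ch_0^{-2}e^{-h_0/4h}\le Ch_0^{-4}h^2$. For $u\in V$ with $n=|u-x|>h/2$ and $u'\sim u$ we have $h(u')\le h+h_0/4+L\le h_0$; this is why the path is stopped on leaving $V$. So $f(u')\le16\beta h_0^{-4}n^2$, and by \eqref{eq:gammasum} the sum is at most $C\beta h_0^{-4}Mh^{-2}\sum_{n>h/2}n^3e^{-\gamma n/h}\le C_2Me^{-\gamma/4}\beta h_0^{-4}h^2$. Thus $\beta\le C+C_2Me^{-\gamma/4}\beta$.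

Since $\gamma$ is a constant multiple of $\sqrt M$, we can choose $M$ with $\max\{C_1,C_2\}Me^{-\gamma/4}\le\frac12$. Then $\beta\le2C(1+M)$ in both parts.
\end{proof}

From now on $M$ is fixed as in Lemma~\ref{lem:decay}, and constants may depend on it. The first application is the avoidance of boxes.

\begin{lemma}[Avoiding boxes]\label{lem:avoid}
There are integers $\kappa_0\ge8$ and $s_1$, depending only on $d$ and the graph, with the following property. Let $s\ge s_1$ be an integer and $\Gamma=\bigcup_i\Lambda_{2s}(q_i)$ a union of one or two boxes. If $|y-q_i|\ge\kappa_0s$ and $|w-q_i|\ge\kappa_0s$ for all $i$, then $\mathbb P(y\leftrightarrow w\text{ off }\Gamma)\ge\frac12G(y,w)$.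
\end{lemma}

\begin{proof}
Let $s\ge\sqrt M$, $\kappa_0\ge8$ and $h=\operatorname{dist}(\cdot,\Gamma)$. Put $\delta_e=1$ if $e$ touches $\Gamma$, $\delta_e=\max_{x\in e}\min\{1,Mh(x)^{-2}\}\mathbf 1\{h(x)\le s\}$ otherwise, and $p_e=p_c(1-\delta_e)$. This environment is $(M,s)$-killed near $\Gamma$. By monotonicity and Lemma~\ref{lem:sprinkle},
\[
\mathbb P(y\leftrightarrow w\text{ off }\Gamma)\ge\mathbb P_{\mathbf p}(y\leftrightarrow w)\ge G(y,w)-\sum_u\sum_{u'\sim u}\delta_{uu'}\mathbb P_{\mathbf p}(y\leftrightarrow u)G(u',w).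
\]
Consider a nonzero term and let $k=h(u)$. Vertices with $h\le\sqrt M$ are isolated and $h(y)\ge6s$, so $k>\sqrt M\ge8L$. Also $\delta_{uu'}>0$ forces $k\le s+L\le2s$. Then $h(u')\ge\frac78k$, so $\delta_{uu'}\le Ck^{-2}$. There is $i$ with $|u-q_i|=2s+k\le4s$, and for given $i,k$ there are at most $Cs^{d-1}$ such $u$. We have $|y-u|\ge\frac12|y-q_i|\ge s$ and $|w-u'|\ge\frac14|w-q_i|$, and Lemma~\ref{lem:decay}(a) gives $\mathbb P_{\mathbf p}(y\leftrightarrow u)\le C|y-q_i|^{2-d}(k/s)^2$, as $\min\{1,t^4\}\le t^2$. The sum is therefore at most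
\[
C\sum_i\big(|y-q_i|\,|w-q_i|\big)^{2-d}\sum_{k\le2s}s^{d-1}k^{-2}\frac{k^2}{s^2}\le C\sum_i\Big(\frac s{|y-q_i|\,|w-q_i|}\Big)^{d-2}.
\]
The smaller of $|y-q_i|$, $|w-q_i|$ is at least $\kappa_0s$ and the larger is at least $\frac13\langle y-w\rangle$. So the sum is at most $C\kappa_0^{2-d}g_2(y,w)\le C\kappa_0^{2-d}G(y,w)$. Take $\kappa_0$ large.
\end{proof}

\section{A lower bound on the three-point function}\label{sec:three}

The next lemma is, in essence, Proposition~\ref{prop:pair} for two points, with the extra requirement that the connections avoid two boxes. The FKG inequality only gives the square of $|z|^{2-d}$. We want the reverse of the tree-graph inequality, so we must show that each of about $\varrho^d$ vertices $w$ is \emph{the} branch point with probability at least a constant times the product of three two-point functions. Three paths that start at the same vertex interact strongly. We therefore start them at mutual distance $\ell_0$, where the interaction is of relative size $\ell_0^{6-d}$, and then join them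 by modifying finitely many edges.

We recall the fan form of Menger's theorem. A graph with more than $k$ vertices is \emph{$k$-connected} if it stays connected after removing any $k-1$ or fewer vertices. In a $k$-connected graph, for a vertex $w$ and distinct vertices $x_1,\dots,x_k\ne w$, there are paths from $w$ to $x_1,\dots,x_k$ that are pairwise disjoint except at $w$.

\begin{lemma}\label{lem:grid}
A product of $m$ paths, each with at least two vertices, stays connected after removing a set $S$ of at most $m-1$ vertices. In particular the nearest-neighbor graph on $\Lambda_\ell(w)$, $\ell\ge1$, is $3$-connected.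
\end{lemma}

\begin{proof}
Induction on $m$; for $m=1$ nothing is removed. Let $m\ge2$ and consider the layers on which the last coordinate is constant. Each has at least $2^{m-1}>|S|$ vertices, and consecutive layers are joined by a perfect matching. If every layer has at most $m-2$ points of $S$, then each layer minus $S$ is connected by induction, and an edge of each matching survives, since a removed vertex destroys at most one of its edges. Otherwise $S$ lies in a single layer. The other layers are intact, so those on one side of the special layer form a connected graph. Every remaining vertex of the special layer is adjacent to each neighboring layer, and there is such a vertex, which joins the two sides if there are two.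
\end{proof}

\begin{lemma}\label{lem:three}
There are $c_2>0$ and an integer $s_2$, depending only on $d$ and the graph, with the following property. Let $\kappa\ge8\kappa_0$ and $s\ge s_2$ be integers, $R=\kappa s$, $\varrho=|q_1-q_2|\ge8R$, $\Gamma=\Lambda_{2s}(q_1)\cup\Lambda_{2s}(q_2)$. There is $z_0=z_0(\kappa,s,q_1,q_2)$ such that for $R/2\le|u_i-q_i|\le3R$, $i=1,2$, and $|z|\ge z_0$,
\[
\mathbb P(u_1\leftrightarrow z\text{ off }\Gamma,\ u_2\leftrightarrow z\text{ off }\Gamma)\ge c_2\,\varrho^{4-d}|z|^{2-d}.
\]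
\end{lemma}

\begin{proof}
Let $\mathbb P^\Gamma$ be critical percolation with the edges touching $\Gamma$ closed. Since $u_1,u_2,z\notin\Gamma$, we have to bound $\mathbb P^\Gamma(u_1\leftrightarrow z,u_2\leftrightarrow z)$. Write $(o_1,o_2,o_3)=(u_1,u_2,z)$.

\emph{Candidates for the branch point.} Let $r=|u_1-u_2|$. Then $\varrho/4\le\varrho-6R\le r\le\varrho+6R\le7\varrho/4$, and $r\ge2R$. Let
\[
\mathcal W=\{w:\ r/8\le|w-u_1|\le r/4,\ |w-q_1|\ge R/4\}.
\]
As $R/4\le r/8$, we have $|\mathcal W|\ge(r/2-1)^d-2(r/4+1)^d\ge cr^d$ for $s$ large. For $w\in\mathcal W$, $|w-q_2|\ge\varrho-3R-r/4\ge(1-\frac38-\frac7{16})\varrho\ge R/4$ and $3r/4\le|w-u_2|\le5r/4$. Note that $R/4\ge2\kappa_0s\ge16s$. Fix an integer $\ell_0>L$, to be chosen depending only on $d$ and the graph, and let $s_2\ge\max\{s_1,\ell_0\}$. Put $w_1=w+\ell_0\mathbf e_1$, $w_2=w-\ell_0\mathbf e_1$, $w_3=w+\ell_0\mathbf e_2$. Let $F_w$ be the event that $w_i\leftrightarrow o_i$ for $i=1,2,3$ and that $w_1,w_2,w_3$ lie in three distinct clusters.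

\emph{Building a configuration from three copies.} Let $\omega_1,\omega_2,\omega_3$ be independent with law $\mathbb P^\Gamma$, let $\mathcal C_i$ be the cluster of $w_i$ in $\omega_i$, and let $\mathcal C_2'\subset\mathcal C_2$ be the cluster of $w_2$ formed by the $\omega_2$-open edges that do not touch $\mathcal C_1$. Define $\omega$ to be $\omega_1$ on edges touching $\mathcal C_1$, $\omega_2$ on the other edges touching $\mathcal C_2'$, and $\omega_3$ elsewhere. Then $\omega$ has law $\mathbb P^\Gamma$. Indeed, for finite sets $S_1,S_2$ let $\omega^{S_1,S_2}$ be assembled in the same way with $S_1,S_2$ in place of $\mathcal C_1,\mathcal C_2'$; it has law $\mathbb P^\Gamma$. Let $H_{S_1,S_2}$ be the set of configurations in which the cluster of $w_1$ is $S_1$ and the cluster of $w_2$ formed by edges not touching $S_1$ is $S_2$. Then $\{\mathcal C_1=S_1,\mathcal C_2'=S_2\}=\{\omega^{S_1,S_2}\in H_{S_1,S_2}\}$, and the sets $H_{S_1,S_2}$ partition almost all of the space because clusters are finite. So $\omega\in E$ has probability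 $\sum\mathbb P^\Gamma(E\cap H_{S_1,S_2})=\mathbb P^\Gamma(E)$.

\emph{Lower bound for $\mathbb P^\Gamma(F_w)$.} Let $I_i=\{w_i\leftrightarrow o_i$ in $\omega_i\}$. Suppose that $I_1$ holds, that $w_2\leftrightarrow o_2$ off $\mathcal C_1$ in $\omega_2$, and that $w_3\leftrightarrow o_3$ off $\mathcal C_1\cup\mathcal C_2$ in $\omega_3$. Then in $\omega$ the cluster of $w_1$ is $\mathcal C_1\ni o_1$; the cluster of $w_2$ is $\mathcal C_2'\ni o_2$, which is disjoint from $\mathcal C_1$; and $w_3\notin\mathcal C_1\cup\mathcal C_2'$ is joined to $o_3$. So $\omega\in F_w$. For $i<j$ let $\mathsf e_{ij}$ be the probability that $I_i$ holds and that some self-avoiding $\omega_j$-open path from $w_j$ to $o_j$ contains a vertex $v\in\mathcal C_i$. Writing $P(I_i)$ for the probability of $I_i$, we get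
\[
\mathbb P^\Gamma(F_w)\ge P(I_1)P(I_2)P(I_3)-\mathsf e_{12}P(I_3)-\mathsf e_{13}P(I_2)-\mathsf e_{23}P(I_1).
\]
By independence, Lemma~\ref{lem:tree} in $\omega_i$ and the BK inequality in $\omega_j$, then \eqref{eq:split} twice and \eqref{eq:conv} twice,
\begin{align*}
\mathsf e_{ij}&\le\sum_{t,v}G(w_i,t)G(t,o_i)G(t,v)G(w_j,v)G(v,o_j)\\
&\le Cg_2(w_i,o_i)g_2(w_j,o_j)\sum_{x\in\{w_i,o_i\}}\ \sum_{y\in\{w_j,o_j\}}g_6(x,y).
\end{align*}
All distances $|x-y|$ here are at least $\ell_0$: $|w_1-w_2|=2\ell_0$, $|w_1-w_3|=|w_2-w_3|=\ell_0$, each $w_i$ is at distance at least $r/8-\ell_0\ge\ell_0$ from $u_1$ and $u_2$, $|u_1-u_2|=r$, and $z$ is far. The points $w_i$, $u_i$, $z$ are at distance at least $\kappa_0s$ from $q_1$ and $q_2$, since $R/4-\ell_0\ge\kappa_0s$. So Lemma~\ref{lem:avoid} gives $cg_2(w_i,o_i)\le P(I_i)\le Cg_2(w_i,o_i)$. Hence $\mathbb P^\Gamma(F_w)\ge(c-C\ell_0^{6-d})\prod_ig_2(w_i,o_i)$. Since $d>6$ we can fix $\ell_0$ so that the first factor is positive. As $|w_i-u_i|\le2r$ and $|w_3-z|\le2|z|$, we get $\mathbb P^\Gamma(F_w)\ge cr^{2(2-d)}|z|^{2-d}$.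

\emph{Local modification.} Let $F'_w$ be the event that $o_1,o_2,o_3\in\mathcal C(w)\setminus\{w\}$ lie in three different components of the open graph on $\mathcal C(w)$ with $w$ removed. Let $\Lambda=\Lambda_{\ell_0}(w)$. It contains $w_1,w_2,w_3$ and none of the $o_i$, and no edge touches both $\Lambda$ and $\Gamma$, because $\operatorname{dist}(\Lambda,\Gamma)\ge14s-\ell_0>L$. Take a configuration in $F_w$. Follow an open path from $o_i$ to $w_i$ up to its first vertex $x_i\in\Lambda$, entered through an edge $\hat x_ix_i$ with $\hat x_i\notin\Lambda$. The $x_i$ are distinct since they lie in distinct clusters, and $x_i\ne w$ since $\ell_0>L$. By Lemma~\ref{lem:grid} and the fan theorem there are nearest-neighbor paths in $\Lambda$ from $w$ to $x_1,x_2,x_3$, disjoint except at $w$. Open the edges of these paths and the edges $\hat x_ix_i$, and close all other edges touching $\Lambda$. Let $T_i\ni o_i$ be the cluster of $\hat x_i$ formed by open edges not touching $\Lambda$. The $T_i$ are contained in distinct clusters of the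 old configuration, so they are disjoint. In the new configuration, removing $w$ from its cluster leaves three components, the $i$-th being the union of $T_i$ and the $i$-th path without $w$. So $F'_w$ holds. Thus, whenever the state of the edges not touching $\Lambda$ is compatible with $F_w$, there is a state of the edges touching $\Lambda$ that produces $F'_w$. There are at most $C$ such edges, all with parameter $p_c\in(0,1)$. Hence $\mathbb P^\Gamma(F'_w)\ge c\,\mathbb P^\Gamma(F_w)$.

\emph{Uniqueness of the branch point.} Suppose $F'_w$ and $F'_{\bar w}$ hold with $w\ne\bar w$. At least two of the three components in the definition of $F'_w$ do not contain $\bar w$. Each component is joined to $w$ by an open edge, so two of the $o_i$ are connected through $w$ without using $\bar w$. This contradicts $F'_{\bar w}$. The events $F'_w$ are therefore disjoint, and each implies $u_1\leftrightarrow z$, $u_2\leftrightarrow z$. Summing over $\mathcal W$ gives the lower bound $cr^d\,r^{4-2d}|z|^{2-d}\ge c_2\varrho^{4-d}|z|^{2-d}$.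
\end{proof}

\section{The killed cluster of a set}\label{sec:killed}

\subsection{The environment}

Let $\kappa\ge8$, $\ell\ge1$ and $s$ be integers, and $\emptyset\ne A\subset\Lambda_s$. The parameters $\kappa$ and $\ell$ will be chosen large in Section~\ref{sec:glue}, so it matters that \emph{in this section the constants $C,c$ do not depend on $\kappa,\ell,s$ or $A$}; only the threshold in the standing assumption $s\ge s_3(\kappa,\ell)$ does. Put
\[
R=\kappa s,\quad D=\Lambda_{2R},\quad h(x)=\operatorname{dist}(x,D^c),\quad r_0=\lceil\log^4s\rceil,\quad\tau=\log^{10}s,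
\]
so $h(x)=2R+1-|x|$ on $D$. We take $s_3$ so large that
\begin{equation}\label{eq:scales}
2\ell\le r_0,\qquad L\le\tau,\qquad r_0^2+r_0\le\tau,\qquad3\tau\le R,\qquad\sqrt M\le R,
\end{equation}
and enlarge it a few times below. Define the \emph{killing rate}
\[
\theta(x)=\min\big\{1,\ Mh(x)^{-2}e^{-(R-|x|)_+/\tau}\big\}\qquad(x\in D),
\]
and $\theta_e=\max\{\theta(x),\theta(x')\}$ for an edge $e=xx'$ with both endpoints in $D$, $\theta_e=1$ for all other edges. The environment $p_e=p_c(1-\theta_e)$ is denoted by $*$. The \emph{killed cluster} and its \emph{mass} are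
\[
\mathcal K_A=\bigcup_{x\in A}\mathcal C(x)\subset D\quad\text{under }\mathbb P_*,\qquad m_A=\sum_{y\in D}\theta(y)\,\mathbb P_*(y\in\mathcal K_A).
\]
The shape of $\theta$ answers three needs. On $|x|\ge R$ it is the profile of Section~\ref{sec:obstacle}, which confines the cluster to $D$ at bounded cost. On $|x|\le3R/4$ it is smaller than any power of $s$, so the killing takes place far from $A$, where escape to infinity can be controlled without knowing $A$. And it changes only by a bounded factor over distances up to $\tau$ away from the boundary of $D$, which a sharp cutoff would not do.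

If $0<h(x)\le R$ then $|x|>R$ and the exponential factor is $1$. So $*$ is $(M,R)$-killed near $D^c$, and vertices with $h\le\sqrt M$ are isolated. Points of $A$ have $h>R\ge\sqrt M$. Hence every $u\in\mathcal K_A$ has $h(u)>\sqrt M\ge8L$. For $u'\sim u$ this gives $h(u')\ge\frac78h(u)$, and the exponential factors differ by at most $e^{L/\tau}\le e$. Thus
\begin{equation}\label{eq:nbr}
u\in\mathcal K_A,\ u'\sim u\quad\Longrightarrow\quad u'\in D\ \text{ and }\ \theta(u)\le\theta_{uu'}\le C\theta(u).
\end{equation}

\begin{lemma}\label{lem:star}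
\begin{itemize}
\item[(i)] For $x\ne y$ in $D$, $\ \mathbb P_*(x\leftrightarrow y)\le Cg_2(x,y)\min\{1,\frac{h(x)}{|x-y|}\}^2\min\{1,\frac{h(y)}{|x-y|}\}^2$. Moreover $\theta(y)\min\{1,\frac{h(y)}{|x-y|}\}^2\le\min\{1,M|x-y|^{-2}\}$.
\item[(ii)] For $x\in D$, $\ \sum_{y\in D}\theta(y)\mathbb P_*(x\leftrightarrow y)\le C$.
\item[(iii)] For $t,y\in D$ with $|t-y|\le\tau$, $\ \theta(y)\mathbb P_*(t\leftrightarrow y)\le C\theta(t)g_2(t,y)$.
\item[(iv)] For $x\in D$ with $|x|\ge R/2$, $\ \theta(x)\mathbb P_*(x\leftrightarrow\Lambda_s)\le CR^{-4}$.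
\item[(v)] For all $x,w$, $r\ge1$, $\lambda\ge0$, $\ \mathbb P_*\big(\sum_{y\in\mathcal C(x)\cap\Lambda_r(w)\cap D}\theta(y)\ge C\lambda r^2\big)\le2e^{-\lambda}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Apply Lemma~\ref{lem:decay}(a) to $(x,y)$ and to $(y,x)$, take the geometric mean of the two bounds, and use $\min\{|x-y|,R\}\ge|x-y|/4$. The second statement follows from $\theta(y)\le\min\{1,Mh(y)^{-2}\}$.

(ii) The term $y=x$ is at most $1$. Consider the shells $r/2<|x-y|\le r$, $r=1,2,4,\dots$. If $r\le h(x)/2$, then $h(y)\ge h(x)/2$, $\theta(y)\le4Mh(x)^{-2}$, and the shell contributes at most $C(r/h(x))^2$. If $r>h(x)/2$, then by (i) each term is at most $Cg_2(x,y)(h(x)/r)^2r^{-2}$, and the shell contributes at most $C(h(x)/r)^2$. Both are geometric series with bounded sum.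

(iii) Let $n=|t-y|\le\tau$. If $n\le h(t)/2$, then $h(y)\ge h(t)/2$ and the exponential factors differ by at most $e$, so $\theta(y)\le4e\,\theta(t)$. If $n>h(t)/2$, the rate $\theta(y)$ may be much larger than $\theta(t)$, and the decay in (i) compensates: $\theta(y)\mathbb P_*(t\leftrightarrow y)\le Cg_2(t,y)\min\{1,Mn^{-2}\}$. Here $h(t)<2\tau\le R$, so $\theta(t)=\min\{1,Mh(t)^{-2}\}\ge\frac14\min\{1,Mn^{-2}\}$.

(iv) If $h(x)\le R$ then $|x|\ge R+1$ and $\operatorname{dist}(x,\Lambda_s)>R/4$, as $s\le R/8$. So Lemma~\ref{lem:decay}(b) applies with $B=\Lambda_s$ and gives $\mathbb P_*(x\leftrightarrow\Lambda_s)\le CR^{-4}h(x)^2$; multiply by $\theta(x)\le Mh(x)^{-2}$. If $h(x)>R$ and $|x|\ge R/2$, then $\theta(x)\le MR^{-2}$, $\operatorname{dist}(x,\Lambda_s)\ge3R/8$, and \eqref{eq:arm} gives $\mathbb P_*(x\leftrightarrow\Lambda_s)\le CR^{-2}$.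

(v) Apply Lemma~\ref{lem:tail} with $\varphi=\theta\mathbf 1_{\Lambda_r(w)\cap D}$ and $K=C$. For $t\notin D$ the first moment vanishes. Let $t\in D$, $T=|t-w|$. If $T\le2r$ use (ii). If $T>2r$, then $|t-y|\ge T/2$ on $\Lambda_r(w)$, and by (i) the first moment is at most $Cr^dT^{2-d}T^{-2}\le C(r/T)^{d-2}$.
\end{proof}

The mass $m_A$ bounds the hitting probability from above, and half of it sits far from $A$.

\begin{lemma}\label{lem:mass}
We have $\mathbb P(z\leftrightarrow A)\le C|z|^{2-d}m_A$ for $|z|\ge3R$, and $a\le\operatorname{Cap}_p(A)\le Cm_A$. In particular $m_A\ge c$. Moreover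
\[
m_A':=\sum_{y\in D,\ |y|\ge R/2+\ell}\theta(y)\,\mathbb P_*(y\in\mathcal K_A)\ge\tfrac12m_A.
\]
\end{lemma}

\begin{proof}
For $z\notin D$ we have $\mathbb P_*(A\leftrightarrow z)=0$. Lemma~\ref{lem:sprinkle} with $\delta_e=\theta_e$ and \eqref{eq:nbr} give $\mathbb P(A\leftrightarrow z)\le Cm_A\max_{u'\in D}G(u',z)$. If $|z|\ge3R$ then $|u'-z|\ge|z|/3$ for $u'\in D$. This is the first bound, and $\|z\|\to\infty$ gives the second. If $|y|<R/2+\ell$ then $R-|y|\ge R/4$ by \eqref{eq:scales}, so these $y$ contribute at most $CR^de^{-R/4\tau}$ to $m_A$. This is at most $c/2\le m_A/2$ for $s\ge s_3$.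
\end{proof}

\subsection{Screening and energy}

To reverse the inequality of Lemma~\ref{lem:mass} we need a point near $y\in\mathcal K_A$ to be connected to a distant $z$ off $\mathcal K_A$. The probability that a connection from a point $u$ to $z$ passes through $\mathcal K_A$ is at most $|z|^{2-d}$ times $C\sum_{v\in\mathcal K_A}g_2(u,v)$, and this sum must be small. It is not small for two reasons. For $u=y$ the term $v=y$ equals $1$; so we start from the shifted point
\[
y^+=y+\ell\,\mathbf e_1.
\]
And if $A=\Lambda_s$, the points $v\in A$ alone contribute $cs^dR^{2-d}=c\kappa^{2-d}s^2$; so we leave out $\Lambda_{2s}$, which Lemmas~\ref{lem:avoid} and~\ref{lem:three} allow us to avoid as a whole. This leads to the quantity $J_A$ below. The quantity $B_A$ controls second moments: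
\begin{align*}
J_A&=\sum_{y\in D,\ |y|\ge R/2+\ell}\theta(y)\,\mathbb E_*\Big[\mathbf 1\{y\in\mathcal K_A\}\sum_{v\in\mathcal K_A\setminus\Lambda_{2s}}g_2(y^+,v)\Big],\\
B_A&=\sum_{y,v\in D,\ |y|,|v|\ge R/2}\theta(y)\theta(v)\,\mathbb P_*(y,v\in\mathcal K_A)\,g_4(y,v).
\end{align*}

\begin{lemma}\label{lem:JB}
$J_A\le C\big(\kappa^{4-d}+\ell^{6-d}+\log^{-2}s\big)m_A$ and $B_A\le Cm_A$.
\end{lemma}

\begin{proof}
Both quantities are sums over pairs $y,v\in\mathcal K_A$, and in both we must extract a factor $m_A$ although the law of the cluster conditioned on $y\in\mathcal K_A$ is unknown. We distinguish four cases. In cases (1) and (3) the event $y\leftrightarrow A$ factors out by the BK inequality; in case (2) the sum over $v$ is small with overwhelming probability; in case (4) the weight $\theta(y)$ is moved to a nearby branch point.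

Let $y,v\in\mathcal K_A$. All connections are in the environment $*$. If $v\in\mathcal C(y)$, take a self-avoiding open path $\pi$ from $y$ to $A$ and a self-avoiding open path $\pi'$ from $v$ stopped at its first vertex $t$ on $\pi$; the two paths share no edge. At least one of the following holds.
\begin{itemize}
\item[(1)] $v\notin\mathcal C(y)$. Then $\{y\leftrightarrow A\}\circ\{v\leftrightarrow A\}$ occurs.
\item[(2)] $v\in\mathcal C(y)$ and $|v-y|\ge r_0$.
\item[(3)] $|v-y|<r_0$ and $\pi'$ leaves $\Lambda_{r_0^2}(v)$. Then $\{y\leftrightarrow A\}\circ\{v\leftrightarrow\Lambda_{r_0^2}(v)^c\}$ occurs, and the second event has probability at most $Cr_0^{-4}$ by \eqref{eq:arm}.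
\item[(4)] $|v-y|<r_0$ and $\pi'\subset\Lambda_{r_0^2}(v)$. Then $\{A\leftrightarrow t\}\circ\{t\leftrightarrow y\}\circ\{t\leftrightarrow v\}$ occurs for some $t\in D$ with $|t-y|\le r_0^2+r_0\le\tau$.
\end{itemize}
For case (2) let $\mathcal G_y$ be the event that for all dyadic $r\le8R$,
\[
|\mathcal C(y)\cap\Lambda_r(y)|\le Cr^4\log^2s\qquad\text{and}\qquad\sum_{v\in\mathcal C(y)\cap\Lambda_r(y)}\theta(v)\le Cr^2\log^2s.
\]
By Lemma~\ref{lem:tail} and Lemma~\ref{lem:star}(v) with $\lambda=\log^2s$, $\mathbb P_*(\mathcal G_y^c)\le C\log(8R)e^{-\log^2s}$. Every summand of $J_A$ and $B_A$ is at most $1$, so the events $\mathcal G_y^c$ contribute at most $C|D|^2\log(8R)e^{-\log^2s}$ in total. For $s\ge s_3$ this is at most $\log^{-2}s\le C\log^{-2}s\;m_A$. Each $v\in D$ with $|v-y|\ge r_0$ lies in a shell $r/2<|v-y|\le r$ with $r$ dyadic, $r_0\le r\le8R$, and $\sum_{r\ge r_0}r^{6-d}\log^2s\le Cr_0^{-1}\log^2s\le C\log^{-2}s$ since $d\ge7$.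

\emph{The bound on $J_A$.} In cases (1)--(3) we bound, for each $y$, the factor that multiplies $\theta(y)\mathbb P_*(y\in\mathcal K_A)$.

(1) By Lemma~\ref{lem:box}, $\mathbb P_*(v\leftrightarrow A)\le Cs^{d-4}g_2(0,v)$ for $|v|>2s$. By \eqref{eq:conv} and $|y^+|\ge R/2$, the factor is at most $Cs^{d-4}g_4(0,y^+)\le C(s/R)^{d-4}=C\kappa^{4-d}$.

(2) If $|v-y|\ge r_0\ge2\ell$ then $|v-y^+|\ge\frac12|v-y|$. So on $\mathcal G_y$ the shell of radius $r$ contributes at most $Cr^{2-d}r^4\log^2s$, and the factor is at most $C\log^{-2}s$.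

(3) The factor is at most $Cr_0^{-4}\sum_{|v-y^+|\le2r_0}g_2(y^+,v)\le Cr_0^{-2}\le C\log^{-2}s$.

(4) By the BK inequality, Lemma~\ref{lem:star}(iii) and \eqref{eq:conv} twice, the contribution is at most
\[
C\sum_{t\in D}\theta(t)\mathbb P_*(A\leftrightarrow t)\sum_yg_2(t,y)\sum_vg_2(t,v)g_2(v,y^+)\le Cm_A\sup_t\sum_yg_2(t,y)g_4(t-\ell\mathbf e_1,y)\le C\ell^{6-d}m_A.
\]

\emph{The bound on $B_A$.} Again we bound the factor of $\theta(y)\mathbb P_*(y\in\mathcal K_A)$ in cases (1)--(3).

(1) By Lemma~\ref{lem:star}(iv) it is at most $CR^{-4}\sum_{v\in D}g_4(y,v)\le C$.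

(2) On $\mathcal G_y$ the shell of radius $r$ contributes at most $Cr^{4-d}r^2\log^2s$, so the factor is at most $C$.

(3) It is at most $Cr_0^{-4}\sum_{|v-y|<r_0}g_4(y,v)\le C$.

(4) By the BK inequality, Lemma~\ref{lem:star}(iii), the bound $\sum_yg_2(t,y)g_4(y,v)\le Cg_6(t,v)\le C$, and Lemma~\ref{lem:star}(ii), the contribution is at most
\[
C\sum_{t\in D}\theta(t)\mathbb P_*(A\leftrightarrow t)\sum_{v\in D}\theta(v)\mathbb P_*(t\leftrightarrow v)\sum_yg_2(t,y)g_4(y,v)\le Cm_A.\qedhere
\]
\end{proof}

\section{Reconnecting the killed clusters}\label{sec:glue}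

We prove Propositions~\ref{prop:single} and~\ref{prop:pair} in this order. The first involves one set and shows the argument in its simplest form. The setup is common to both.

\subsection{The coupling}

Let $k\in\{1,2\}$, let $\kappa\ge8\kappa_0$ and $\ell\ge1$ be integers, $s\ge\max\{s_1,s_2,s_3(\kappa,\ell)\}$, $R=\kappa s$, and $\emptyset\ne A_i\subset\Lambda_s(q_i)$ for $1\le i\le k$, with $\varrho=|q_1-q_2|\ge8R$ if $k=2$. As before, $C$ and $c$ do not depend on $\kappa$ and $\ell$. Let $D_i=\Lambda_{2R}(q_i)$, and let $h,\theta$ on $D_i$ and $m_i,m_i',J_i,B_i$ be the objects of Section~\ref{sec:killed} for $A_i$, translated to the center $q_i$. Put $\theta_e=1$ for an edge that is not contained in one of the $D_i$, and $\Gamma=\bigcup_i\Lambda_{2s}(q_i)$. If $k=2$, then $\operatorname{dist}(D_1,D_2)\ge\varrho/2\ge4R$, and since $\ell\le R/6$,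
\begin{equation}\label{eq:geom}
\begin{aligned}
&|x-y|\ge\varrho/4&&\text{if }\operatorname{dist}(x,D_1)\le\ell\text{ and }\operatorname{dist}(y,D_2)\le\ell,\\
&\langle x-y\rangle\le\varrho&&\text{if }\operatorname{dist}(x,D_i)\le\ell\text{ and }\operatorname{dist}(y,D_i)\le\ell\text{ for the same }i.
\end{aligned}
\end{equation}

Let $\omega$ be critical percolation, and obtain $\omega_*$ by deleting each open edge $e$ independently with probability $\theta_e$. Let $\mathcal K_i\subset D_i$ be the union of the $\omega_*$-clusters of the points of $A_i$, and $\mathcal K=\bigcup_i\mathcal K_i$. The $\mathcal K_i$ depend on disjoint sets of edges, so they are independent, each with the law of Section~\ref{sec:killed}. Let $\mathcal F$ be generated by $\mathcal K$ and the $\omega_*$-states of the edges touching $\mathcal K$. An atom of $\mathcal F$ with $\mathcal K=S$ prescribes, separately for each edge touching $S$, whether it is $\omega_*$-open. So given $\mathcal F$ the $\omega$-states of the edges are independent, the edges not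 touching $\mathcal K$ are open with probability $p_c$, and an edge $f=xx'$ with $x\in\mathcal K$, $x'\notin\mathcal K$, being $\omega_*$-closed, is $\omega$-open with probability $\lambda_f$, where by \eqref{eq:nbr}
\begin{equation}\label{eq:lambda}
p_c\theta(x)\le\lambda_f=\frac{p_c\theta_f}{1-p_c(1-\theta_f)}\le C\theta(x).
\end{equation}
Let $z\notin\bigcup_iD_i$, let $W=\{x:x\leftrightarrow z$ off $\mathcal K$ in $\omega\}$, and
\[
Y_i=\sum_{x\in\mathcal K_i,\ |x-q_i|\ge R/2}\ \ \sum_{x'\sim x,\ x'\in W}\lambda_{xx'}.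
\]
This is the conditional expected number of open edges between $W$ and the outer part of $\mathcal K_i$; see Figure~\ref{fig:glue}. For a deterministic set $S$ put $\phi_S(u_1,\dots,u_j)=\mathbb P(u_i\leftrightarrow z$ off $S$ for all $i)$, so that $\mathbb P(u_1,\dots,u_j\in W\mid\mathcal F)=\phi_{\mathcal K}(u_1,\dots,u_j)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\draw (-3,-3) rectangle (3,3);
\draw (9,-3) rectangle (15,3);
\draw[dashed] (-1.4,-1.4) rectangle (1.4,1.4);
\draw[dashed] (10.6,-1.4) rectangle (13.4,1.4);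
\fill[gray!35] (-0.7,-0.7) rectangle (0.7,0.7);
\fill[gray!35] (11.3,-0.7) rectangle (12.7,0.7);
\node at (-0.2,-0.2) {\small $A_1$};
\node at (12.2,-0.2) {\small $A_2$};
\node at (-2.5,-2.6) {\small $D_1$};
\node at (14.5,-2.6) {\small $D_2$};
\draw[very thick] (0.3,0.3) -- (0.9,0.9) -- (1.2,1.7) -- (1.9,1.9);
\draw[very thick] (0.9,0.9) -- (1.7,0.4) -- (2.1,-0.8);
\draw[very thick] (11.7,0.3) -- (11.0,0.8) -- (10.7,1.8) -- (10.1,2.0);
\draw[very thick] (11.0,0.8) -- (10.2,0.2) -- (9.9,-1.0);
\draw[dotted,thick] (1.9,1.9) -- (2.5,1.9);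
\draw[dotted,thick] (10.1,2.0) -- (9.5,2.0);
\draw (2.5,1.9) -- (3.6,2.6) -- (5,2.4) -- (6.6,1.7) -- (8.2,2.4) -- (9.5,2.0);
\draw[->] (5,2.4) -- (5.5,3.4) -- (5.3,4.6);
\fill (5,2.4) circle (0.08);
\node at (5,1.95) {\small $w$};
\node at (6.2,4.4) {\small to $z$};
\node at (7.4,2.8) {\small $W$};
\node at (2.3,-1.3) {\small $\mathcal K_1$};
\node at (9.7,-1.5) {\small $\mathcal K_2$};
\end{tikzpicture}
\caption{The joint hit of $A_1$ and $A_2$ (not to scale). The killed clusters $\mathcal K_i$ (thick) of the sets $A_i$ stay in the boxes $D_i$. The cluster $W$ (thin) of a distant point $z$ is grown outside $\mathcal K_1\cup\mathcal K_2$, avoids the gray boxes $\Lambda_{2s}(q_i)$ and branches at a vertex $w$. It is joined to each $\mathcal K_i$ by a deleted edge (dotted) outside the dashed box $\Lambda_{R/2}(q_i)$.}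
\label{fig:glue}
\end{figure}

\begin{lemma}\label{lem:glue}
\begin{itemize}
\item[(a)] Let $\eta\in(0,1]$. If $k=1$, $\ \mathbb P(z\leftrightarrow A_1)\ge\eta\mathbb EY_1-\frac12\eta^2\mathbb EY_1^2$. If $k=2$,
\[
\mathbb P(z\leftrightarrow A_1,z\leftrightarrow A_2)\ge\eta^2\mathbb E[Y_1Y_2]-\tfrac12\eta^3\mathbb E[Y_1^2Y_2+Y_1Y_2^2].
\]
\item[(b)] There is $c_\ell>0$, depending only on $\ell$, $d$ and the graph, such that, with the sum over $y_i\in D_i$, $|y_i-q_i|\ge R/2+\ell$,
\[
\mathbb E\Big[\prod_{i=1}^kY_i\Big]\ge c_\ell\sum_{y_1,\dots,y_k}\prod_{i=1}^k\theta(y_i)\ \mathbb E\Big[\prod_{i=1}^k\mathbf 1\{y_i\in\mathcal K_i\}\ \phi_{\mathcal K}(y_1^+,\dots,y_k^+)\Big].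
\]
\item[(c)] With sums over $x,y\in D_1$ and $u\in D_2$ at distance at least $R/2$ from the center of their box, and maxima over $x'\sim x$, $y'\sim y$, $u'\sim u$ with $x',y'\in D_1$, $u'\in D_2$,
\begin{align*}
\mathbb E[Y_1^2]&\le C\sum_{x,y}\theta(x)\theta(y)\mathbb P(x,y\in\mathcal K_1)\max\mathbb P(x',y'\in\mathcal C(z)),\\
\mathbb E[Y_1^2Y_2]&\le C\sum_{x,y,u}\theta(x)\theta(y)\theta(u)\mathbb P(x,y\in\mathcal K_1)\mathbb P(u\in\mathcal K_2)\max\mathbb P(x',y',u'\in\mathcal C(z)).
\end{align*}
\end{itemize}
\end{lemma}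

\begin{proof}
(a) The set $W$ is determined by $\mathcal K$ and the edges not touching $\mathcal K$. Given $\mathcal F$ and $W$, the edges counted in the $Y_i$ are independent, and those for $i=1$ and $i=2$ are different. If one of the edges counted in $Y_i$ is $\omega$-open then $z\leftrightarrow A_i$ in $\omega$, and this has conditional probability $1-\prod_f(1-\lambda_f)\ge1-e^{-Y_i}\ge1-e^{-\eta Y_i}$. Now use $1-e^{-t}\ge t(1-\frac t2)$, and for $k=2$ the inequality $(1-e^{-t})(1-e^{-t'})\ge tt'(1-\frac t2-\frac{t'}2)$ for $t,t'\ge0$. The latter follows by multiplying two nonnegative lower bounds if $t,t'\le2$, and otherwise its right side is not positive. The factor $\eta$ is there to make the higher moments lower-order terms.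

(b) We have to pass from the shifted point $y_i^+$ to an edge leaving $\mathcal K_i$. Condition on $\mathcal F$. If some $y_i^+\in\mathcal K$ then $\phi_{\mathcal K}=0$. So let $y_i\in\mathcal K_i$, $|y_i-q_i|\ge R/2+\ell$, $y_i^+\notin\mathcal K$. On the segment $y_i+j\mathbf e_1$, $0\le j\le\ell$, let $x_i$ be the last vertex in $\mathcal K_i$ and $x_i'=x_i+\mathbf e_1$. The vertices from $x_i'$ to $y_i^+$ are not in $\mathcal K_i$, nor in the other box by \eqref{eq:geom}, so they are not in $\mathcal K$. We have $|x_i-q_i|\ge R/2$ and $h(x_i)\le h(y_i)+\ell\le(1+\ell)h(y_i)$, and the exponential factors at $x_i$ and $y_i$ differ by at most $e^{\ell/\tau}\le e$. So $\lambda_{x_ix_i'}\ge p_c\,e^{-1}(1+\ell)^{-2}\theta(y_i)$ by \eqref{eq:lambda}. If $y_i^+\in W$ and the segment from $x_i'$ to $y_i^+$ is open, then $x_i'\in W$. By the FKG inequality for the edges not touching $\mathcal K$, $\phi_{\mathcal K}(x_1',\dots,x_k')\ge p_c^{k\ell}\phi_{\mathcal K}(y_1^+,\dots,y_k^+)$. Finally, an edge $x_ix_i'$ arises from at most $\ell$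 vertices $y_i$. Since $\mathbb E[\prod_iY_i\mid\mathcal F]$ is the sum of $\prod_i\lambda_{x_ix_i'}\,\phi_{\mathcal K}(x_1',\dots,x_k')$ over all choices of edges, the claim follows with $c_\ell=\big(p_c^{1+\ell}e^{-1}(1+\ell)^{-2}\ell^{-1}\big)^2$.

(c) Expand the product, condition on $\mathcal F$, and use \eqref{eq:lambda}, \eqref{eq:nbr}, the bound $\phi_S(u_1,\dots,u_j)\le\mathbb P(u_1,\dots,u_j\in\mathcal C(z))$ and the independence of $\mathcal K_1,\mathcal K_2$.
\end{proof}

Below, ``$|z|$ large'' means larger than a threshold that may depend on $\kappa,\ell,s,q_1,q_2$. For such $z$, $c|z|^{2-d}\le G(v,z)\le C|z|^{2-d}$ and $\langle v-z\rangle\ge\max\{\varrho,6R\}$ for all $v$ within distance $\ell$ of $\bigcup_iD_i$.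

\subsection{One set}

\begin{proposition}\label{prop:mass}
There is $c_3>0$, depending only on $d$ and the graph, with the following property. If $k=1$ and $J_1\le c_3m_1$, then $c_\ell'\,m_1\le\operatorname{Cap}_p(A_1)\le Cm_1$, where $c_\ell'>0$ depends only on $\ell$, $d$ and the graph.
\end{proposition}

\begin{proof}
The upper bound is Lemma~\ref{lem:mass}. Let $|z|$ be large, $S\subset D_1$, and $y\in D_1$ with $|y-q_1|\ge R/2+\ell$. Suppose $y^+\leftrightarrow z$ off $\Gamma$ but not off $S$. A self-avoiding open path from $y^+$ to $z$ that avoids $\Gamma$ then contains some $v\in S\setminus\Gamma$, possibly $v=y^+$, and $\{y^+\leftrightarrow v\}\circ\{v\leftrightarrow z\}$ occurs. Since $|y^+-q_1|\ge R/2\ge\kappa_0s$, Lemma~\ref{lem:avoid} and the BK inequality give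
\[
\phi_S(y^+)\ge\tfrac12G(y^+,z)-\sum_{v\in S\setminus\Gamma}G(y^+,v)G(v,z)\ge|z|^{2-d}\Big[c-C\sum_{v\in S\setminus\Gamma}g_2(y^+,v)\Big].
\]
By Lemma~\ref{lem:glue}(b) and Lemma~\ref{lem:mass}, $\mathbb EY_1\ge c_\ell|z|^{2-d}(cm_1'-CJ_1)\ge c_\ell|z|^{2-d}(\frac c2m_1-CJ_1)$, which is at least $\frac c4c_\ell|z|^{2-d}m_1$ if $c_3$ is small. By \eqref{eq:three}, $\mathbb P(x',y'\in\mathcal C(z))\le C|z|^{2-d}g_4(x',y')\le C|z|^{2-d}g_4(x,y)$, so Lemma~\ref{lem:glue}(c) and Lemma~\ref{lem:JB} give $\mathbb EY_1^2\le C|z|^{2-d}B_1\le C|z|^{2-d}m_1$. By Lemma~\ref{lem:glue}(a), $\mathbb P(z\leftrightarrow A_1)\ge|z|^{2-d}m_1(\frac c4c_\ell\eta-C\eta^2)$. Choose $\eta$ small, depending on $\ell$, use $|z|\le\|z\|$ and let $\|z\|\to\infty$.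
\end{proof}

\subsection{Two sets}

\begin{proposition}\label{prop:two}
There is $c_4>0$, depending only on $d$ and the graph, with the following property. If $k=2$ and $J_i\le c_4m_i$ for $i=1,2$, then $\mathbb P(z\leftrightarrow A_1,z\leftrightarrow A_2)\ge c_\ell''\,\varrho^{4-d}|z|^{2-d}m_1m_2$ for $|z|$ large, where $c_\ell''>0$ depends only on $\ell$, $d$ and the graph.
\end{proposition}

\begin{proof}
\emph{First moment.} Let $y_i\in D_i$ with $|y_i-q_i|\ge R/2+\ell$, put $u_i=y_i^+$, and let $S\subset D_1\cup D_2$. Then $R/2\le|u_i-q_i|\le3R$, so Lemma~\ref{lem:three} applies. Suppose that $u_1,u_2\leftrightarrow z$ off $\Gamma$, but that $u_i\not\leftrightarrow z$ off $S$ for some $i$; let $j$ be the other index. A self-avoiding open path $\pi$ from $u_i$ to $z$ that avoids $\Gamma$ contains some $v\in S\setminus\Gamma$, possibly $v=u_i$. Follow a self-avoiding open path from $u_j$ to its first vertex $t$ on $\pi$. According to whether $t$ comes before or after $v$ on $\pi$, one of the events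
\[
\{u_i\leftrightarrow t\}\circ\{t\leftrightarrow v\}\circ\{v\leftrightarrow z\}\circ\{u_j\leftrightarrow t\},\qquad\{u_i\leftrightarrow v\}\circ\{v\leftrightarrow t\}\circ\{t\leftrightarrow z\}\circ\{u_j\leftrightarrow t\}
\]
occurs. Hence $\phi_S(u_1,u_2)\ge c_2\varrho^{4-d}|z|^{2-d}-C\sum_{v\in S\setminus\Gamma}\Xi(v)$, where
\begin{align*}
\Xi(v)={}&g_2(v,z)\sum_tg_2(u_1,t)g_2(t,v)g_2(t,u_2)+g_2(u_1,v)\sum_tg_2(v,t)g_2(t,u_2)g_2(t,z)\\
&+g_2(u_2,v)\sum_tg_2(v,t)g_2(t,u_1)g_2(t,z);
\end{align*}
the first term covers both values of $i$. Let $v\in D_1$. We bound the three sums over $t$ by \eqref{eq:star} and use \eqref{eq:geom}. The first term is at most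
\[
Cg_2(v,z)g_2(v,u_2)\big(g_4(u_1,v)+g_4(u_1,u_2)\big)\le C|z|^{2-d}\varrho^{2-d}g_4(u_1,v),
\]
because $g_4(u_1,u_2)\le C\varrho^{4-d}\le Cg_4(u_1,v)$. The second is at most
\[
Cg_2(u_1,v)g_2(u_2,z)\big(g_4(v,u_2)+g_4(v,z)\big)\le C|z|^{2-d}\varrho^{4-d}g_2(u_1,v).
\]
The third is at most
\[
Cg_2(u_2,v)g_2(u_1,z)\big(g_4(v,u_1)+g_4(v,z)\big)\le C|z|^{2-d}\varrho^{2-d}g_4(u_1,v).
\]
Since $g_4(u_1,v)=\langle u_1-v\rangle^2g_2(u_1,v)\le\varrho^2g_2(u_1,v)$, we get $\Xi(v)\le C|z|^{2-d}\varrho^{4-d}g_2(u_1,v)$. Exchanging the indices gives the corresponding bound for $v\in D_2$. Therefore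
\[
\phi_{\mathcal K}(y_1^+,y_2^+)\ge|z|^{2-d}\varrho^{4-d}\Big[c_2-C\sum_{i=1,2}\ \sum_{v\in\mathcal K_i\setminus\Lambda_{2s}(q_i)}g_2(y_i^+,v)\Big].
\]
The loss splits into one term for each cluster, so the independence of $\mathcal K_1$ and $\mathcal K_2$, Lemma~\ref{lem:glue}(b) and $\frac12m_i\le m_i'\le m_i$ give
\[
\mathbb E[Y_1Y_2]\ge c_\ell|z|^{2-d}\varrho^{4-d}\big[\tfrac14c_2m_1m_2-C(J_1m_2+m_1J_2)\big]\ge\tfrac18c_2c_\ell|z|^{2-d}\varrho^{4-d}m_1m_2
\]
if $c_4$ is small.

\emph{Third moments.} We claim that for $x,y\in D_1$, $u\in D_2$ and $|z|$ large,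
\begin{equation}\label{eq:four}
\mathbb P(x,y,u\in\mathcal C(z))\le C|z|^{2-d}\varrho^{4-d}g_4(x,y).
\end{equation}
Here $|x-u|,|y-u|\ge\varrho/2$ and $\langle x-y\rangle\le\varrho$. We use Lemma~\ref{lem:tree} for the four points and perform the sum over the branch point next to $z$ with \eqref{eq:star}.

For the pairing $\{x,y\},\{u,z\}$ this gives $C|z|^{2-d}\sum_wg_2(x,w)g_2(y,w)\big(g_4(w,u)+g_4(w,z)\big)$. Consider the part with $g_4(w,u)$. The $w$ with $|w-u|\ge\varrho/8$ contribute at most $C\varrho^{4-d}g_4(x,y)$ by \eqref{eq:conv}. For $|w-u|<\varrho/8$ both $|w-x|$ and $|w-y|$ are at least $3\varrho/8$, so these $w$ contribute at most $C\varrho^{4-2d}\varrho^4=C\varrho^{4-d}\varrho^{4-d}\le C\varrho^{4-d}g_4(x,y)$.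

For the pairing $\{x,u\},\{y,z\}$ we get $C|z|^{2-d}\sum_wg_2(x,w)g_2(u,w)\big(g_4(w,y)+g_4(w,z)\big)$. By \eqref{eq:split} and \eqref{eq:conv} the part with $g_4(w,y)$ is at most $Cg_2(x,u)\big(g_6(x,y)+g_6(u,y)\big)\le C\varrho^{2-d}g_6(x,y)\le C\varrho^{4-d}g_4(x,y)$; we used $\langle u-y\rangle\ge\frac12\langle x-y\rangle$ and $d>6$. The pairing $\{y,u\},\{x,z\}$ is the same with $x$ and $y$ exchanged.

In each pairing the part with $g_4(w,z)$ has the form $\sum_wg_2(x_1,w)g_2(x_2,w)g_4(w,z)$, which by \eqref{eq:split} and \eqref{eq:conv} is at most $C(g_6(x_1,z)+g_6(x_2,z))$. This tends to $0$ as $|z|\to\infty$, uniformly over $x_1,x_2\in D_1\cup D_2$, so it is at most $\varrho^{2(4-d)}\le\varrho^{4-d}g_4(x,y)$ for $|z|$ large. This proves \eqref{eq:four}.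

Apply \eqref{eq:four} to the neighbors $x',y',u'$ in Lemma~\ref{lem:glue}(c), with $g_4(x',y')\le Cg_4(x,y)$. By Lemma~\ref{lem:JB}, $\mathbb E[Y_1^2Y_2]\le C|z|^{2-d}\varrho^{4-d}B_1m_2\le C|z|^{2-d}\varrho^{4-d}m_1m_2$, and by symmetry the same bound holds for $\mathbb E[Y_1Y_2^2]$.

\emph{Conclusion.} By Lemma~\ref{lem:glue}(a), $\mathbb P(z\leftrightarrow A_1,z\leftrightarrow A_2)\ge|z|^{2-d}\varrho^{4-d}m_1m_2\big(\frac18c_2c_\ell\eta^2-C\eta^3\big)$. Choose $\eta$ small, depending on $\ell$.
\end{proof}

\subsection{Choice of the parameters}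

\begin{proof}[Proof of Propositions~\ref{prop:pair} and~\ref{prop:single}]
The constants $c_3,c_4$ and the constant of Lemma~\ref{lem:JB} depend only on $d$ and the graph. Since $d>6$, we can fix integers $\kappa\ge8\kappa_0$ and $\ell\ge1$, and then $s_0\ge\max\{s_1,s_2,s_3(\kappa,\ell)\}$, such that Lemma~\ref{lem:JB} gives $J_A\le\min\{c_3,c_4\}m_A$ for all $s\ge s_0$ and all nonempty $A\subset\Lambda_s$. Now $\kappa,\ell,s_0$, and with them $c_\ell',c_\ell''$, depend only on $d$ and the graph.

For Proposition~\ref{prop:pair}, combine Proposition~\ref{prop:two} with $m_i\ge c\operatorname{Cap}_p(A_i)$ from Lemma~\ref{lem:mass} and with $\|z\|^{d-2}|z|^{2-d}\ge1$. For Proposition~\ref{prop:single}, Lemma~\ref{lem:mass} gives $\mathbb P(z\leftrightarrow A)\le C|z-q|^{2-d}m_1$ for $|z-q|\ge3\kappa s$, where $m_1$ is the mass of the killed cluster of $A_1=A$ around $q_1=q$, and $m_1\le\operatorname{Cap}_p(A)/c_\ell'$ by Proposition~\ref{prop:mass}.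
\end{proof}

\begin{thebibliography}{9}

\bibitem{ASS}
Amine Asselah, Bruno Schapira and Perla Sousi,
\emph{Capacity in high dimensional percolation},
arXiv:2509.21253 (2025).

\bibitem{HMS}
Hutchcroft, Michta and Slade,
\emph{High-dimensional near-critical percolation and the torus plateau},
2023.

\bibitem{KN}
Kozma and Nachmias,
\emph{Arm exponents in high dimensional percolation},
J. Amer. Math. Soc., 2011.

\end{thebibliography}
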